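\title{PI spaces of Assouad--Nagata dimension one and arbitrary analytic dimension}

\begin{abstract}
For every $n\ge2$ we construct a compact Ahlfors regular metric measure space that satisfies the $(1,1)$-Poincar\'e inequality, has analytic dimension $n$ in the sense of Cheeger's differentiation theorem, and has Assouad--Nagata dimension $1$. This answers a question posed in a paper of Kleiner and Schioppa. The space is an inverse limit of finite graphs, each of which carries $n$ families of coordinate lines. A fine grid in a square cannot be retracted onto the boundary of the square by a map with small increments; we pass to a finite cover of the grid whose holonomy spreads the winding number over all small squares. Products with cubes then realize every pair of dimensions $1\le m\le n$.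
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two dimensions of a PI space}

Let $(X,d,\mu)$ be a complete metric space with a Borel measure that is positive and finite on every ball. Balls $B=B(x,r)$ are open, $\lambda B=B(x,\lambda r)$, and the mean of a function $h$ over a set $A$ of finite positive measure is written $h_A=\operatorname{av}_Ah=\mu(A)^{-1}\int_Ah\,d\mu$. A Borel function $g:X\to[0,\infty]$ is an \emph{upper gradient} of $u:X\to\mathbb R$ if $|u(\gamma(b))-u(\gamma(a))|\le\int_\gamma g\,ds$ for every rectifiable curve $\gamma:[a,b]\to X$. The space is a \emph{PI space} if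
\begin{itemize}
\item[(i)] $\mu$ is \emph{doubling}: $\mu(B(x,2r))\le C_D\,\mu(B(x,r))$ for all $x\in X$ and $r>0$;
\item[(ii)] for some $p\ge1$ it satisfies the \emph{$(1,p)$-Poincar\'e inequality} in the sense of Heinonen and Koskela: there are $C\ge1$ and $\lambda\ge1$ such that
\[
\operatorname{av}_B|u-u_B|\le C\,r\,\big(\operatorname{av}_{\lambda B}g^p\big)^{1/p}
\]
for every ball $B=B(x,r)$, every Lipschitz function $u$ and every upper gradient $g$ of $u$.
\end{itemize}
By H\"older's inequality the case $p=1$ implies all others. The measure is \emph{Ahlfors $Q$-regular} if $C^{-1}r^Q\le\mu(B(x,r))\le Cr^Q$ for all $x$ and $0<r\le\operatorname{diam}X$.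

A \emph{chart of dimension $k$} is a pair $(U,\phi)$, with $U\subset X$ measurable, $\mu(U)>0$ and $\phi:X\to\mathbb R^k$ Lipschitz, such that for every Lipschitz $u:X\to\mathbb R$ and $\mu$-a.e.\ $x\in U$ there is a unique $du(x)\in\mathbb R^k$ with
\[
u(y)=u(x)+du(x)\cdot(\phi(y)-\phi(x))+o(d(x,y))\qquad(y\to x).
\]
By Cheeger's theorem every PI space is covered, up to a null set, by countably many charts, whose dimensions are bounded in terms of the doubling and Poincar\'e constants. Two charts that overlap in a set of positive measure have the same dimension. The \emph{analytic dimension} of $X$ is the largest dimension of a chart of such an atlas; it does not depend on the atlas.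

The \emph{Assouad--Nagata dimension} $\dim_NX$ of a metric space is the smallest integer $m\ge0$ for which there is $c>0$ with the following property: for every $s>0$ there is a cover of $X$ by sets of diameter at most $cs$ such that every subset of diameter at most $s$ meets at most $m+1$ members of the cover.

The first number is infinitesimal and depends on the measure: it counts how many Lipschitz functions are independent to first order at a typical point. The second is a covering dimension that is uniform in the scale. The line has $\dim_N\le1$, since a set of diameter at most $s$ meets at most two of the intervals $[2js,2(j+1)s]$; more generally $\dim_NX\le1$ says that at every scale $X$ decomposes like a graph, into pieces around vertices and pieces along edges. For the cube $[0,1]^n$ both numbers equal $n$ (Section~\ref{sec:products}), and there is a reason to expect that the analytic dimension never exceeds the Assouad--Nagata dimension. In $\mathbb R^n$ the coordinate functions are independent because one can move in $n$ directions; these motions commute, so they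 sweep out an $n$-dimensional cube; and the Assouad--Nagata dimension is at least the topological dimension \cite{LS}. The following question, posed in \cite{KS}, asks whether this expectation can fail completely.

\medskip
\noindent\textbf{Question.} \emph{Let $n\ge2$. Is there a PI space of analytic dimension $n$ and Assouad--Nagata dimension $1$?}

\subsection{Results}

The answer is yes for every $n\ge2$.

\begin{theorem}\label{thm:main}
Let $n\ge2$. For every sufficiently large odd integer $L$ there is a compact connected metric measure space $(X,\rho,\mu)$ which is Ahlfors $Q$-regular with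
\[
Q=3n-2+(n-1)\frac{\log4}{\log L},
\]
satisfies the $(1,1)$-Poincar\'e inequality (hence the $(1,p)$-Poincar\'e inequality for all $p\ge1$), has analytic dimension exactly $n$, and has Assouad--Nagata dimension exactly $1$. Moreover $X$ is a finite union of open charts of dimension $n$.
\end{theorem}

The weak point of the heuristic above is the commutation. Through every point of $X$ there pass $n$ curves along which the chart map moves in the $n$ coordinate directions, but the motions along them fail to commute at every scale. Products with cubes fill in the values between the two extremes.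

\begin{theorem}\label{thm:all}
For all integers $1\le m\le n$ there is a PI space with analytic dimension $n$ and Assouad--Nagata dimension $m$.
\end{theorem}

The proof of Theorem~\ref{thm:main} uses only textbook facts, which are recalled where they are needed. Theorem~\ref{thm:all} also uses three properties of $\dim_N$ from \cite{LS}.

\subsection{The shape of the construction}

The space $X$ is an inverse limit of finite graphs $\Gamma_0\leftarrow\Gamma_1\leftarrow\cdots$, where an edge of $\Gamma_k$ is to be thought of as having length $L^{-k}$. Every vertex of $\Gamma_k$ has one outgoing and one incoming edge in each of $n$ directions, so $\Gamma_k$ is a finite set with $n$ permutations $a_1,\dots,a_n$, and it maps to the torus $\mathbb T^n$ so that $a_i$ becomes the translation by $L^{-k}e_i$. The orbits of $a_i$ are the coordinate lines; in the limit they give stationary random curves in $X$ and a Lipschitz map $\varphi:X\to\mathbb T^n$, which provides the charts. The bonding maps $\pi:\Gamma_{k+1}\to\Gamma_k$ must meet three demands.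
\begin{enumerate}
\item They send an edge to a segment of length $O(1/L)$ inside an edge and displace positions in the torus by $O(L^{-k})$. For plain grids this is impossible. Section~\ref{sec:cell} explains the obstruction and removes it for one square; Section~\ref{sec:model} does so in dimension $n$, and Section~\ref{sec:tower} builds the tower.
\item The projections $X\to\Gamma_k$ must be coarsely Lipschitz, uniformly in $k$; this gives $\dim_NX\le1$. The constant hidden in $O(1/L)$ would be multiplied at each level, and we avoid this with a second-order estimate (Sections~\ref{sec:extension} and~\ref{sec:space}).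
\item Enough coordinate curves must run along each edge of $\Gamma_k$, and $\Gamma_{k+1}$ must be connected at the scale of one edge of $\Gamma_k$. This gives the Poincar\'e inequality and the charts (Sections~\ref{sec:measure}--\ref{sec:charts}).
\end{enumerate}

\subsection{Conventions}

The auxiliary smooth functions of Section~\ref{sec:cell} are fixed once and for all. The letter $C$ denotes constants that depend only on $n$, and $C_L$ constants that depend only on $n$ and $L$; their values may change from line to line. The integer $L$ is odd and $L\ge L_0(n)$; we impose finitely many lower bounds on $L$, each in terms of constants that depend only on $n$. On $\mathbb R^m$, $|\cdot|$ is the sup norm; for $a\in\mathbb R/4\mathbb Z$ or $a\in\mathbb T^n=\mathbb R^n/\mathbb Z^n$, $|a|$ is the smallest norm of a lift. The grid $\mathrm{Gr}_m\subset\mathbb R^m$ has vertex set $\mathbb Z^m$ and closed edges $[v,v+e_j]$, and the point $v+re_j$ has \emph{coordinate} $r\in[0,1]$ on this edge. We put $\mathcal B=\mathrm{Gr}_n/\mathbb Z^n\subset\mathbb T^n$, a bouquet of $n$ loops.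

\section{One square}\label{sec:cell}

Let $S=[0,1]^2$ and $c=(\frac12,\frac12)$, and let $\sigma:\mathbb R/4\mathbb Z\to\partial S$ be the counterclockwise parametrization by arc length,
\[
\sigma(t)=(t,0),\ (1,t-1),\ (3-t,1),\ (0,4-t)\quad\text{for }t\in[0,1],\ [1,2],\ [2,3],\ [3,4].
\]

\subsection{The obstruction}\label{sub:obstruction}

Take $n=2$ and one cell $S$ of the coarse grid, and let $S_L=S\cap L^{-1}\mathbb Z^2$ be the vertices of the fine grid in it. We would like a map $\sigma\circ\Phi:S_L\to\partial S$ that sends neighbors to points at distance $O(1/L)$ and that follows $\partial S$ once around when the argument does. Suppose only that neighbors have $\Phi$-values at distance less than $1$ in $\mathbb R/4\mathbb Z$, and for an oriented edge of the fine grid let its increment be the lift to $(-1,1)$ of the difference of the two values. Around a small square the four increments add up to a multiple of $4$ of modulus less than $4$, hence to $0$. Adding over all $L^2$ small squares, interior edges cancel, and the increments along $\partial S$ add up to $0$. For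 a map that follows $\partial S$ once they add up to $4$. So no such map exists.

The argument uses that four steps around a small square lead back to the starting vertex. We break this by attaching to each vertex a label $\lambda$ from a finite cyclic group and by letting the steps change the label. The target point will depend on the vertex and the label.

\subsection{The cell map}

Fix a smooth nondecreasing odd function $\chi:\mathbb R\to\mathbb R$ with $\chi(t+1)=\chi(t)+1$ and $\chi=0$ on $[-\frac15,\frac15]$; for instance the primitive of a smooth, even, nonnegative, $1$-periodic function of mean $1$ that vanishes on $[-\frac15,\frac15]$. Then $\chi(k-t)=k-\chi(t)$ for $k\in\mathbb Z$, $\chi(\frac12)=\frac12$, $\chi=k$ on $[k-\frac15,k+\frac15]$, $\chi$ maps $[k,k+1]$ to itself, and $\chi$ descends to $\mathbb R/4\mathbb Z$. We write $\chi^N$ for the $N$-fold iterate. The plateaus serve to force nearby points into a common edge: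
\begin{equation}\label{eq:plateau}
\text{if $I$ is an interval of length at most $\tfrac15$, then $\chi(I)\subset[k,k+1]$ for some $k\in\mathbb Z$.}
\end{equation}
Indeed, $\chi(I)=\{k\}$ if $I$ contains an integer $k$, and otherwise $I$ lies in some $(k,k+1)$.

We first need an angle function $\beta:S\setminus\{c\}\to\mathbb R/4\mathbb Z$ that depends, near each side, only on the coordinate along that side. On the collar $\{q\in S:|q-c|>0.3\}$ let
\[
\beta_0(q)=\chi(q_1),\ \ 1+\chi(q_2),\ \ 3-\chi(q_1),\ \ -\chi(q_2)\quad\text{for }q_2<\tfrac15,\ \ q_1>\tfrac45,\ \ q_2>\tfrac45,\ \ q_1<\tfrac15 .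
\]
Two of these regions overlap only near a corner, where both formulas give the constant $1,2,3$ or $0$ modulo $4$ (lower right, upper right, upper left, lower left). So $\beta_0$ is smooth, and a lift of it increases by $1$ along each side, by $4$ along $\partial S$. The same total holds for $\vartheta(q)=\frac2\pi\arg(q-c)$. The loop $\partial S$ generates the fundamental group of the collar, so $\beta_0-\vartheta$ lifts to a smooth real function $\Theta$ on the collar. Choose smooth cutoffs $\zeta,\kappa,\psi:S\to[0,1]$ with
\[
\begin{array}{lll}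
\zeta=0\text{ on }|q-c|\le0.35, & \zeta=1\text{ on }|q-c|\ge0.4, & \beta:=\vartheta+\zeta\Theta,\\
\kappa=1\text{ on }|q-c|\le0.3, & \kappa=0\text{ on }|q-c|\ge0.4, & \\
\psi=0\text{ on }|q-c|\le0.1, & \psi=1\text{ on }|q-c|\ge0.2, & \omega:=\psi\,d\beta .
\end{array}
\]
Then $\beta$ is smooth on $S\setminus\{c\}$ and equals $\beta_0$ on $|q-c|\ge0.4$, while $\omega$ is a smooth $1$-form on all of $S$ that equals $d\beta$ on $|q-c|\ge0.2$; see Figure~\ref{fig:cell}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=6.5]
\fill[gray!15] (0,0) rectangle (1,1);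
\fill[white] (0.1,0.1) rectangle (0.9,0.9);
\fill[gray!45] (0.3,0.3) rectangle (0.7,0.7);
\fill[white] (0.4,0.4) rectangle (0.6,0.6);
\draw (0,0) rectangle (1,1);
\draw[dashed] (0.2,0.2) rectangle (0.8,0.8);
\fill (0.5,0.5) circle (0.007) node[above] {\scriptsize $c$};
\node at (0.5,0.445) {\scriptsize $\omega=0$};
\node at (0.5,0.35) {\scriptsize support of $d\omega$};
\node at (0.5,0.25) {\scriptsize $\kappa=1,\ \omega=d\beta$};
\node at (0.5,0.15) {\scriptsize $0\le\kappa\le1$};
\node at (0.5,0.05) {\scriptsize $\kappa=0,\ \beta=\beta_0$};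
\draw[very thick,->] (0,0) -- (0,0.725) -- (0.485,0.725);
\fill (0.495,0.725) circle (0.01);
\end{tikzpicture}
\caption{The cell $S=[0,1]^2$ with the squares $|q-c|=0.1,\ 0.2,\ 0.3,\ 0.4$. In the light outer band the target point ignores the label. Inside the dashed square the label enters with full weight $\kappa=1$. The curvature $d\omega$ is supported in the dark ring. The thick path leads from the corner to the marked site (dot at height about $0.725$), where a label is changed by one unit.}
\label{fig:cell}
\end{figure}

Let $\delta=L^{-2}$ and let $J=\delta\mathbb Z/4\mathbb Z\subset\mathbb R/4\mathbb Z$ be the group of \emph{labels}, of order $4L^2$. For $\lambda\in J$ let $\langle\lambda\rangle\in[-2,2)$ be its representative. For $q\in S\setminus\{c\}$ put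
\[
F(q,\lambda)=\beta(q)+\kappa(q)\langle\lambda\rangle\in\mathbb R/4\mathbb Z,\qquad f_S(q,\lambda)=\sigma\big(\chi(F(q,\lambda))\big)\in\partial S .
\]
For a uniformly random label, $f_S(q,\lambda)$ is a random point of $\partial S$. Near $\partial S$ it is deterministic, by the next lemma. For $|q-c|\le0.3$ we have $F=\beta(q)+\lambda$, which is uniformly distributed on a coset of $J$; its law hardly depends on $q$, so the singularity of $\beta$ at $c$ is invisible. In this sense $f_S$ is a measure-valued retraction of $S$ onto $\partial S$.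

\begin{lemma}[Collar formula]\label{lem:collar}
If $q\in S$ is within $\frac1{10}$ of the bottom, right, top or left side, then for every label $f_S(q,\lambda)$ equals $(\chi^2(q_1),0)$, $(1,\chi^2(q_2))$, $(\chi^2(q_1),1)$ or $(0,\chi^2(q_2))$, respectively.
\end{lemma}

\begin{proof}
Here $|q-c|\ge0.4$, so $F=\beta_0(q)$. By the symmetries of $\chi$, the value $\chi(F)$ is $\chi^2(q_1)$, $1+\chi^2(q_2)$, $3-\chi^2(q_1)$ or $4-\chi^2(q_2)$ modulo $4$. These numbers lie in $[0,1]$, $[1,2]$, $[2,3]$, $[3,4]$, and the formula for $\sigma$ gives the claim.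
\end{proof}

\subsection{Moving the point and the label together}

Near $c$ the angle $\beta$ changes by order $1$ between neighboring grid points. We compensate by changing the label, in such a way that $F=\beta+\lambda$ changes by the integral of the smooth form $\omega$ instead of the singular form $d\beta$. Fix a nearest-point map $\mathrm{round}:\mathbb R/4\mathbb Z\to J$; it fixes $0$ and moves points by at most $\delta/2$. For $q,q'\in S\setminus\{c\}$ let
\[
I(q,q')=\int_{[q,q']}\omega\in\mathbb R,\qquad\Delta(q,q')=\mathrm{round}\big(\beta(q)-\beta(q')+I(q,q')\big)\in J .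
\]
If the segment $[q,q']$ lies in $\{|\cdot-c|\ge0.2\}$, then $\omega=d\beta$ on it and $I(q,q')\equiv\beta(q')-\beta(q)$. Hence
\begin{equation}\label{eq:zero}
\Delta(q,q')=0\quad\text{if }[q,q']\subset\{|\cdot-c|\ge0.2\};\text{ in particular if $q,q'$ lie on one side of $S$.}
\end{equation}

We need control of first and of second differences. Call a quadruple $(u_0,u_1,u_2,u_3)$ of points of $\mathbb R^d$ \emph{$A$-regular} if
\[
|u_1-u_0|,\ |u_2-u_0|,\ |u_3-u_2|\le A/L\qquad\text{and}\qquad|u_3-u_2-u_1+u_0|\le A/L^2 .
\]
It is an approximate parallelogram, reached by the three steps $0\to1$, $0\to2$, $2\to3$. Note that $|u_3-u_1|\le2A/L$ and that any two of the points are within $3A/L$.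

\begin{lemma}\label{lem:compose}
Let $\Phi$ be a real $C^2$ function on a convex set $K\subset\mathbb R^d$ whose first and second partial derivatives are bounded by $M$. If $(u_j)$ is an $A$-regular quadruple in $K$, then $(\Phi(u_j))$ is $(dMA+3d^2MA^2)$-regular.
\end{lemma}

\begin{proof}
First differences are at most $dMA/L$. By Taylor's formula $\Phi(u)=\Phi(u_0)+D\Phi(u_0)(u-u_0)+R(u)$ with $|R(u)|\le\frac12d^2M|u-u_0|^2$. The second difference is $D\Phi(u_0)(u_3-u_2-u_1+u_0)+R(u_3)-R(u_2)-R(u_1)$, of modulus at most $dMA/L^2+\frac12d^2M(4+1+1)A^2/L^2$.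
\end{proof}

The next lemma is the heart of the construction. The extra terms $\epsilon_j$ leave room for a deliberate perturbation that is needed for connectivity in Section~\ref{sec:model}.

\begin{lemma}[Four points in a cell]\label{lem:four}
For every $A\ge1$ there are $A'$ and $L_1$ such that the following holds for $L\ge L_1$. Let $(q_j)$ be an $A$-regular quadruple in $S\setminus\{c\}$ and let $\lambda^j\in J$ satisfy
\[
\lambda^1=\lambda^0+\Delta(q_0,q_1)+\epsilon_1,\qquad\lambda^2=\lambda^0+\Delta(q_0,q_2)+\epsilon_2,\qquad\lambda^3=\lambda^2+\Delta(q_2,q_3)+\epsilon_3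
\]
with $\epsilon_j\in\{0,\delta\}$, where all $\epsilon_j$ vanish unless $|q_j-c|<0.25$ for some $j$. Then the points $f_S(q_j,\lambda^j)$ lie on one closed side of $S$ and form an $A'$-regular quadruple.
\end{lemma}

\begin{proof}
Let $3A/L\le\frac1{20}$. We show that the values $F(q_j,\lambda^j)$ have real lifts $\tilde F_j$ that form an $A''$-regular quadruple, with $A''$ depending only on $A$.

\emph{Outer case: $|q_j-c|\ge0.25$ for all $j$.} The convex set $K=\{q\in S:|q-q_0|\le2A/L\}$ contains the four points and lies in $\{|\cdot-c|\ge0.2\}$. By \eqref{eq:zero} and the hypothesis on $\epsilon_j$, all four labels equal $\lambda^0$. On $K$ the function $F(\cdot,\lambda^0)$ has a smooth real lift, whose derivatives are those of $\beta+\kappa\langle\lambda^0\rangle$. Since $|\langle\lambda^0\rangle|\le2$, they are bounded on $\{|\cdot-c|\ge0.2\}$ independently of the label and of $L$. Lemma~\ref{lem:compose} applies.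

\emph{Inner case: $|q_j-c|<0.25$ for some $j$.} Then all four points satisfy $|q-c|\le0.3$, so $\kappa=1$ and $F(q_j,\lambda^j)=\beta(q_j)+\lambda^j$. By the definition of $\Delta$,
\[
F(q_1,\lambda^1)-F(q_0,\lambda^0)=\beta(q_1)-\beta(q_0)+\Delta(q_0,q_1)+\epsilon_1\equiv I(q_0,q_1)+\eta_1,\qquad|\eta_1|\le\tfrac32\delta,
\]
and the same holds for the steps $0\to2$ and $2\to3$. So there are lifts with $\tilde F_1-\tilde F_0=I(q_0,q_1)+\eta_1$, $\tilde F_2-\tilde F_0=I(q_0,q_2)+\eta_2$, $\tilde F_3-\tilde F_2=I(q_2,q_3)+\eta_3$. View $\omega$ as a smooth map $S\to\mathbb R^2$; then $I(q,q')=\omega(q)\cdot(q'-q)+O(|q'-q|^2)$. First differences are $O(1/L)$, and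
\begin{align*}
\tilde F_3-\tilde F_2-\tilde F_1+\tilde F_0&=\omega(q_2)\cdot(q_3-q_2)-\omega(q_0)\cdot(q_1-q_0)+O(L^{-2})\\
&=\omega(q_0)\cdot(q_3-q_2-q_1+q_0)+(\omega(q_2)-\omega(q_0))\cdot(q_3-q_2)+O(L^{-2}),
\end{align*}
which is $O(L^{-2})$, with constants depending only on $A$. Here $\delta=L^{-2}$ is used.

Now let $3A''/L\le\frac15$. By \eqref{eq:plateau} the numbers $\chi(\tilde F_j)$ lie in one interval $[k,k+1]$, by Lemma~\ref{lem:compose} they form a regular quadruple, and $\sigma$ maps $[k,k+1]$ affinely and isometrically onto a side of $S$.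
\end{proof}

\subsection{Where the winding number goes}\label{sub:holonomy}

Return to the fine grid $S_L$, which misses $c$ because $L$ is odd. Consider the graph with vertices $(q,\lambda)\in S_L\times J$ and steps $(q,\lambda)\mapsto(q',\lambda+\Delta(q,q'))$, $q'=q+e_i/L$. It is a $4L^2$-sheeted cover of the fine grid. By Lemma~\ref{lem:four}, applied with $A=1$ to the quadruple $(q,q',q,q')$, the map $f_S$ sends the ends of each step into one side of $S$, at distance $O(1/L)$; by Lemma~\ref{lem:collar} it follows $\partial S$ once around. This is what was impossible without labels, and we can compute why.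

For a grid edge $s=[q,q']$ write $\Delta(q,q')\equiv\beta(q)-\beta(q')+\tilde I(s)$, where the real number $\tilde I(s)$ is $I(q,q')$ plus the rounding error. Walk around a small square $\square$ from its lower left corner: right, up, then left and down by inverse steps. The $\beta$-terms telescope, and the label changes by the class of
\[
h(\square)=\tilde I(\text{bottom})+\tilde I(\text{right})-\tilde I(\text{top})-\tilde I(\text{left})\in\delta\mathbb Z .
\]
By Stokes' theorem $|h(\square)-\int_\square d\omega|\le2\delta$, and $\square$ has area $\delta$, so $|h(\square)|\le C\delta$. Summing over all small squares, interior edges cancel; on boundary edges there is no rounding error, and $\omega=d\beta$. Thus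
\[
\sum_\square h(\square)=\int_{\partial S}d\beta=4 .
\]
The winding number is paid for by $L^2$ small squares, each of which contributes a holonomy of at most $CL^{-2}$. A walk around a square with $h(\square)\ne0$ ends on another sheet, so the argument of Section~\ref{sub:obstruction} does not apply. The average holonomy is $4\delta$, which shows that $L^{-2}$ is the natural mesh for the labels.

\section{The model graph}\label{sec:model}

In dimension $n$ we must send $\mathbb Z^n$, thought of as the fine grid $L^{-1}\mathbb Z^n$, to the coarse grid $\mathrm{Gr}_n$. We add one coordinate at a time. The product $\mathrm{Gr}_m\times\mathbb R$ is a square complex with cells $E\times[k,k+1]$, $E=[v,v+e_j]$ an edge of $\mathrm{Gr}_m$, and its $1$-skeleton $(\mathrm{Gr}_m\times\mathbb Z)\cup(\mathbb Z^m\times\mathbb R)$ is $\mathrm{Gr}_{m+1}$. So the cell map takes us from $\mathrm{Gr}_m\times\mathbb R$ to $\mathrm{Gr}_{m+1}$, at the price of one label. A cell is identified with $S$ by the \emph{local coordinates} $(v+re_j,t)\mapsto(r,t-k)$.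

\subsection{The maps to the grids}

Let $\tilde G=\mathbb Z^n\times J^{n-1}$, with elements $\xi=(p,\lambda)$. Put $y_1(\xi)=\chi(p_1/L)\in\mathrm{Gr}_1=\mathbb R$, and for $1\le m\le n-1$
\[
Z_m(\xi)=\big(y_m(\xi),p_{m+1}/L\big)\in\mathrm{Gr}_m\times\mathbb R,\qquad y_{m+1}(\xi)=f_S\big(Z_m(\xi),\lambda_m\big)\in\mathrm{Gr}_{m+1},
\]
where $f_S$ is computed in a cell that contains $Z_m(\xi)$. Since $L$ is odd, $p_{m+1}/L\notin\frac12+\mathbb Z$ and $Z_m(\xi)$ is not the center of a cell. The choice of the cell does not matter. Two distinct cells meet, if at all, in a horizontal side $E\times\{k\}$, in a vertical side $\{v\}\times[k,k+1]$, or in a vertex; by Lemma~\ref{lem:collar} each cell sends $(v+re_j,k)$ to $(v+\chi^2(r)e_j,k)$, sends $(v,t)$ to $(v,\chi^2(t))$, and fixes vertices. More generally, Lemma~\ref{lem:collar} gives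
\begin{equation}\label{eq:horizontal}
y_m(\xi)=v+re_j,\ \ r\in[0,1],\ \ |p_{m+1}/L-k|\le\tfrac1{10}\ \Longrightarrow\ y_{m+1}(\xi)=(v+\chi^2(r)e_j,k),
\end{equation}
whether the cell lies above or below $E\times\{k\}$. The point $y_m(\xi)$ depends only on $p_1,\dots,p_m$ and $\lambda_1,\dots,\lambda_{m-1}$. Put $\tilde f=y_n$. The group $L\mathbb Z^n$ acts on $\tilde G$ by translation of $p$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $y_m(p+Lz,\lambda)=y_m(p,\lambda)+(z_1,\dots,z_m)$ for $z\in\mathbb Z^n$, and $|\tilde f(p,\lambda)-p/L|\le n$.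
\item[(b)] (Tubes.) Let $i\le m$, $v\in\mathbb Z^m$ and $|p_l/L-v_l|\le\frac1{10}$ for all $l\le m$ with $l\ne i$. Then, for all labels,
\[
y_m(p,\lambda)=\sum_{l\ne i}v_le_l+\chi_{m,i}(p_i/L)\,e_i,\qquad\chi_{m,1}=\chi^{2m-1},\quad\chi_{m,i}=\chi^{2(m-i+1)}\ (i\ge2).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\chi(t+z_1)=\chi(t)+z_1$, and integer translations map cells to cells and preserve local coordinates; this gives the first claim by induction. Further $|y_1-p_1/L|\le1$, and $|y_{m+1}-Z_m|\le1$ because both points lie in one unit cell; so $|y_m-(p_1,\dots,p_m)/L|\le m$.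

(b) Consider $y_1,y_2,\dots,y_m$ in turn. If $i=1$, then $y_1=\chi(p_1/L)$. If $i\ge2$, then $y_1=v_1$; and whenever $y_l=(v_1,\dots,v_l)$ is a vertex, $Z_l$ lies on a vertical side and $y_{l+1}=(v_1,\dots,v_l,\chi^2(p_{l+1}/L))$. The last entry is $v_{l+1}$ if $l+1<i$, and for $l+1=i$ we get the claim for $y_i$. For $l\ge i$ the point $y_l$ lies on an edge in direction $e_i$, and \eqref{eq:horizontal} applies $\chi^2$ to the $i$th entry and appends $v_{l+1}$.
\end{proof}

Each $\chi_{m,i}$ is continuous and nondecreasing, commutes with $t\mapsto t+1$, fixes $\frac12$, and equals $k$ on $[k-\frac15,k+\frac15]$. In particular $\tilde f(0,\lambda)=0$.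

\subsection{The permutations}

The holonomies of Section~\ref{sub:holonomy} depend on rounding and are hard to read off, while we need to know that all labels can be reached from each other. We therefore plant one explicit unit of holonomy for each label. Let $\alpha=\frac{L-1}2$ and $\alpha'=\lfloor0.725L\rfloor$. The pair $(\xi,i)$ is \emph{$m$-marked} if $i=m+1$ and, modulo $L$, $p_1\equiv\alpha$, $p_{m+1}\equiv\alpha'$ and $p_l\equiv0$ for $2\le l\le m$. By Lemma~\ref{lem:basic}(b), $Z_m(\xi)$ then has local coordinates $q=(\chi_{m,1}(\alpha/L),\alpha'/L)$. Since $\chi_{m,1}$ is continuous and fixes $\frac12$, for large $L$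
\begin{equation}\label{eq:marked}
0.2\le|q-c|<0.25\qquad\text{at the initial point of every marked pair.}
\end{equation}
This point is interior to its cell, so the cell is unique.

Define $a_i(p,\lambda)=(p+e_i,\lambda+(\Delta_1,\dots,\Delta_{n-1}))$, where the $\Delta_m=\Delta_m(\xi;i)$ are given recursively by
\begin{equation}\label{eq:Delta}
\Delta_m(\xi;i)=\Delta(q,q')+\begin{cases}\delta&\text{if $(\xi,i)$ is $m$-marked,}\\0&\text{otherwise,}\end{cases}
\end{equation}
and $q,q'$ are the local coordinates of $Z_m(\xi),Z_m(a_i\xi)$ in a cell that contains both. The point $Z_m(a_i\xi)$ involves only $\Delta_1,\dots,\Delta_{m-1}$. A common cell exists as soon as $y_m(\xi)$ and $y_m(a_i\xi)$ lie in a common edge, because the last coordinates are equal or consecutive elements of $L^{-1}\mathbb Z$ and so lie in one interval $[k,k+1]$. If two cells contain both points, then both points lie on one side of each cell, and $\Delta(q,q')=0$ in each by \eqref{eq:zero}.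

\begin{proposition}[Regularity]\label{prop:regular}
The recursion \eqref{eq:Delta} is well defined. The maps $a_1,\dots,a_n$ are bijections of $\tilde G$ that commute with $L\mathbb Z^n$. There is $\Lambda=\Lambda(n)\ge1$ such that for all $\xi\in\tilde G$, $i,l\in\{1,\dots,n\}$ and $m\le n$ the points
\[
y_m(\xi),\quad y_m(a_i\xi),\quad y_m(a_l\xi),\quad y_m(a_ia_l\xi)
\]
lie in one closed edge of $\mathrm{Gr}_m$ and form a $\Lambda$-regular quadruple.
\end{proposition}

\begin{proof}
We prove by induction on $m$ that $\Delta_1,\dots,\Delta_{m-1}$ are defined, that $\Delta_l$ depends only on $p,\lambda_1,\dots,\lambda_{l-1}$ and $i$, and that the last assertion holds for $y_m$ with a constant $\Lambda_m\ge1$. This makes sense, since the four points involve only $\Delta_1,\dots,\Delta_{m-1}$. Write $\xi^0,\dots,\xi^3$ for $\xi,a_i\xi,a_l\xi,a_ia_l\xi$; then $\xi^1=a_i\xi^0$, $\xi^2=a_l\xi^0$, $\xi^3=a_i\xi^2$. For each coordinate $\nu$ the four numbers $p_\nu(\xi^j)/L$ have first differences at most $1/L$ and second difference $0$, and lie in an interval of length $2/L\le\frac1{10}$.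

For $m=1$ use \eqref{eq:plateau} and Lemma~\ref{lem:compose}. Assume the claim for $m\le n-1$. Then $y_m(\xi)$ and $y_m(a_i\xi)$ always lie in a common edge, so $\Delta_m$ is defined, and it depends only on $p,\lambda_1,\dots,\lambda_{m-1},i$ because $Z_m(\xi)$ and $Z_m(a_i\xi)$ do. Let $E=[v,v+e_j]$ contain the four points $y_m(\xi^\nu)$, with coordinates $r_\nu$, and let $t_\nu=p_{m+1}(\xi^\nu)/L$.

If the $t_\nu$ do not lie in one interval $[k,k+1]$, then they are all within $\frac1{10}$ of one integer $k$. By \eqref{eq:horizontal}, $y_{m+1}(\xi^\nu)=(v+\chi^2(r_\nu)e_j,k)$. These points lie in the edge $E\times\{k\}$ and are regular by Lemma~\ref{lem:compose}.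

Otherwise the four points $Z_m(\xi^\nu)$ lie in one cell $E\times[k,k+1]$, with $\Lambda_m$-regular local coordinates $q_\nu=(r_\nu,t_\nu-k)$. The labels $\lambda_m(\xi^\nu)$ are related as in Lemma~\ref{lem:four}, and by \eqref{eq:marked} an $\epsilon$ is nonzero only if some $|q_\nu-c|<0.25$. Lemma~\ref{lem:four} gives the claim, for $L\ge L_1(\Lambda_m)$. This ends the induction; put $\Lambda=\max_m\Lambda_m$.

The equation $a_i(p,\lambda)=(p',\lambda')$ is solved uniquely by $p=p'-e_i$ and then, successively, $\lambda_m=\lambda'_m-\Delta_m$, because $\Delta_m$ depends only on $p$ and earlier labels. Finally, by Lemma~\ref{lem:basic}(a) and induction on $m$, translation by $Lz$ preserves the local coordinates in \eqref{eq:Delta}, and being marked is a condition modulo $L$.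
\end{proof}

From now on $\Lambda/L\le\frac1{10}$.

\subsection{Changing labels along contractible loops}

A \emph{path} in $\tilde G$ is a sequence $\xi^0,\dots,\xi^N$ in which consecutive terms are related by some $a_i^{\pm1}$. Its \emph{$y_m$-trace} is the curve in $\mathrm{Gr}_m$ obtained by joining consecutive points $y_m(\xi^t)$ by straight segments, which lie in edges by Proposition~\ref{prop:regular}. In the tower a path in $\tilde G$ will be lifted to arbitrary coverings of $\mathcal B$. To be sure that the lift returns to the same coarse vertex, we need the trace to be contractible, not merely closed.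

\begin{proposition}[Label connectivity]\label{prop:labels}
For all $\lambda,\lambda'\in J^{n-1}$ there is a path of length at most $16nL^3$ from $(0,\lambda)$ to $(0,\lambda')$ whose $\tilde f$-trace is a null-homotopic loop in $\mathrm{Gr}_n$ based at $0$.
\end{proposition}

\begin{proof}
The representatives $-2,-2+\delta,\dots,2-\delta$ order $J$ linearly. So $\lambda'$ is reached from $\lambda$ by at most $4nL^2$ elementary moves or their inverses, where an elementary move replaces one $\lambda_m$ by $\lambda_m+\delta$ with $\langle\lambda_m+\delta\rangle=\langle\lambda_m\rangle+\delta$. It suffices to realize one such move by a path of length at most $4L$ with null-homotopic trace.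

\emph{The path.} Start at $(0,\lambda)$. Apply $a_{m+1}$ exactly $\alpha'$ times and then $a_1$ exactly $\alpha$ times; apply $a_{m+1},a_1,a_{m+1}^{-1},a_1^{-1}$; then apply $a_1^{-1}$ exactly $\alpha$ times and $a_{m+1}^{-1}$ exactly $\alpha'$ times. The length is $2(\alpha+\alpha')+4\le4L$; only $p_1,p_{m+1}\in[0,L]$ move, and $p$ returns to $0$.

\emph{The labels.} We compute $\Delta_l(\xi;i)$ for every $\xi$ and $i$ such that $p\to p+e_i$ is a step of the path or the reverse of one, and for arbitrary labels. For $l\ne m$ we have $p_{l+1}=0$ at both ends, so both points $Z_l$ lie on a side $E\times\{0\}$ and $\Delta(q,q')=0$ by \eqref{eq:zero}; the pair is not $l$-marked because $i\in\{1,m+1\}$. So $\Delta_l=0$. For $l=m$, Lemma~\ref{lem:basic}(b) gives $y_m=\chi_{m,1}(p_1/L)e_1$, so $Z_m$ lies in the cell $[0,e_1]\times[0,1]$ with local coordinates $q=(\chi_{m,1}(p_1/L),p_{m+1}/L)$. All segments $[q,q']$ lie in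
\[
U=\{q\in S:q_1=0\}\cup\{q\in S:q_2\ge0.7\}\subset\{|\cdot-c|\ge0.2\}
\]
(see Figure~\ref{fig:cell}), so $\Delta(q,q')=0$. The steps in direction $m+1$ have $p_1=0$, except for the first step of the small square, where $(p_1,p_{m+1})=(\alpha,\alpha')$, and the third, which reverses a step from $(\alpha+1,\alpha')$. Hence only the first step of the small square is marked. It adds $\delta$ to $\lambda_m$, and all other steps and inverse steps keep all labels. The path realizes the elementary move.

\emph{The trace.} The set $U$ is contractible and $\beta(0,0)=0$; let $\tilde\beta$ be the continuous real lift of $\beta|_U$ with $\tilde\beta(0,0)=0$. If $q^t$ and $\lambda_m^t$ are the values at time $t$, then $\Psi_t=\tilde\beta(q^t)+\kappa(q^t)\langle\lambda_m^t\rangle$ is a real lift of $F(q^t,\lambda^t_m)$, and $y_{m+1}(\xi^t)=\sigma(\chi(\Psi_t))$. At both ends $q=(0,0)$ and $\kappa=0$, so $\Psi_0=\Psi_N=0$. Consecutive $q^t$ are joined by a segment in $U$ of sup-length at most $\Lambda/L$, and $\langle\lambda^t_m\rangle$ changes only once, by $\delta$; here the condition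 on representatives is used. So $|\Psi_{t+1}-\Psi_t|\le C/L\le\frac15$. Interpolate $\Psi$ linearly to a loop in $\mathbb R$. By \eqref{eq:plateau}, $\sigma\circ\chi$ maps the interval between $\Psi_t$ and $\Psi_{t+1}$ into one side of the cell, which is convex; so the $y_{m+1}$-trace is homotopic, with the times $t$ fixed, to $\sigma\circ\chi\circ\Psi$. This loop factors through $\mathbb R$ and is null-homotopic. For $l\ge m+1$ we have $p_{l+1}=0$, so \eqref{eq:horizontal} gives $y_{l+1}=(\Xi(y_l),0)$, where $\Xi$ applies $\chi^2$ to every coordinate. The map $\Xi$ is continuous and maps each edge of $\mathrm{Gr}_l$ to itself, so by convexity of edges the $y_{l+1}$-trace is homotopic to the image of the $y_l$-trace under $(\Xi,0)$. By induction the $y_n$-trace is null-homotopic.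
\end{proof}

Let $G=\tilde G/L\mathbb Z^n=(\mathbb Z/L)^n\times J^{n-1}$, write $[\xi]$ for the class of $\xi$, and let $f:G\to\mathcal B$ be induced by $\tilde f$. The $a_i$ descend to $G$. Put
\[
R=\#G=L^n(4L^2)^{n-1}=4^{n-1}L^{3n-2}=L^Q .
\]

\section{The tower of graphs}\label{sec:tower}

\subsection{The refinement step}

A \emph{labeled graph} $\Gamma$ is a finite set $V$ with permutations $a_1,\dots,a_n$. Its realization $|\Gamma|$ has one edge $[v,a_iv]$ for each pair $(v,i)$, with points $v\oplus re_i$, $r\in[0,1]$. The map $\mathrm{pr}:|\Gamma|\to\mathcal B$, $v\oplus re_i\mapsto re_i$, is a covering with $\#V$ sheets. If $\mathrm{pr}(y)=re_j$ in $\mathcal B$ with $r\in[0,1]$, there is exactly one $u\in V$ with $y=u\oplus re_j$. We use two facts on coverings: a path in the base has exactly one lift with a given initial point, and the lifts of a null-homotopic loop are loops.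

The model $f:G\to\mathcal B$ describes how to refine the bouquet $\mathcal B$. To refine $\Gamma$ we pull the model back along $\mathrm{pr}$. Let
\[
V^+=\{(y,[\xi])\in|\Gamma|\times G:\ \mathrm{pr}(y)=f([\xi])\},\qquad a_i(y,[\xi])=(y',[a_i\xi]),
\]
where $y'$ is the endpoint of the lift from $y$ of the projection to $\mathcal B$ of the segment from $\tilde f(\xi)$ to $\tilde f(a_i\xi)$. By Lemma~\ref{lem:basic}(a) the projected segment depends only on $[\xi]$. Explicitly,
\begin{equation}\label{eq:step}
\tilde f(\xi)=v+re_j,\ \ \tilde f(a_i\xi)=v+r'e_j,\ \ r,r'\in[0,1]\ \Longrightarrow\ a_i(u\oplus re_j,[\xi])=(u\oplus r'e_j,[a_i\xi]).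
\end{equation}
Lifting the reversed segments gives the inverse of $a_i$, so $V^+$ is a labeled graph $\Gamma^+$, with $\#V^+=R\,\#V$. Let $\pi:|\Gamma^+|\to|\Gamma|$ send $(y,[\xi])$ to $y$ and map each edge at constant speed onto the lifted segment. For a path in $\tilde G$ from $\xi$, the same word in the $a_i^{\pm1}$ gives a path in $\Gamma^+$ from $(y,[\xi])$, and its $\pi$-image is the lift from $y$ of the projected $\tilde f$-trace.

Let $\Gamma_0$ have one vertex, so $|\Gamma_0|=\mathcal B$, and let $\Gamma_{k+1}=\Gamma_k^+$, with vertex sets $V_k$, $\#V_k=R^k$. Let $d_k$ be the path metric on $|\Gamma_k|$ with edges of length $1$, and let $\pi_{m\to k}:|\Gamma_m|\to|\Gamma_k|$ be the composition of the maps $\pi$. By Proposition~\ref{prop:regular},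
\begin{equation}\label{eq:contract}
d_k(\pi w,\pi w')\le\tfrac\Lambda L\,d_{k+1}(w,w')\le\tfrac1{10}\,d_{k+1}(w,w').
\end{equation}
We record three elementary facts.
\begin{itemize}
\item[(G1)] For $k\ge1$ the graph $\Gamma_k$ has no loops, since $a_i$ changes $p_i$ modulo $L$.
\item[(G2)] If $v\in V_k$ and $d_k(y,v)<1$, then $v=y$ if $y$ is a vertex, and otherwise $v$ is an endpoint of the edge whose interior contains $y$: a path from $y$ to any other vertex contains a full edge.
\item[(G3)] For an integer $N\ge0$, at most $(2n+1)^{N+1}$ vertices lie within distance $N$ of a given point: they are at most $N+1$ edges away from a nearest vertex.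
\end{itemize}

\subsection{Positions in the torus}

Let $\mathrm{pos}_0:\mathcal B\to\mathbb T^n$ be the inclusion. A vertex $(y,[p,\lambda])$ of $\Gamma_{k+1}$ is placed not at $y$ but at the grid point $p/L$ from which the model moved it:
\[
\mathrm{pos}_{k+1}(y,[p,\lambda])=\mathrm{pos}_k(y)+L^{-k}\big(p/L-\tilde f(p,\lambda)\big).
\]
By Lemma~\ref{lem:basic}(a) the bracket depends only on the class $[p,\lambda]$.

\begin{lemma}\label{lem:pos}
For all $k$ we have $\mathrm{pos}_k(a_iv)=\mathrm{pos}_k(v)+L^{-k}e_i$, so $\mathrm{pos}_k(v\oplus re_i)=\mathrm{pos}_k(v)+rL^{-k}e_i$ extends $\mathrm{pos}_k$ to an $L^{-k}$-Lipschitz map on $|\Gamma_k|$. Moreover $|\mathrm{pos}_{k+1}(w)-\mathrm{pos}_k(\pi w)|\le nL^{-k}$ for $w\in|\Gamma_{k+1}|$.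
\end{lemma}

\begin{proof}
For $k=0$ both formulas hold in $\mathbb T^n$. Assume them for $k$. In the situation of \eqref{eq:step}, $\mathrm{pos}_k(y')-\mathrm{pos}_k(y)=L^{-k}(r'-r)e_j=L^{-k}(\tilde f(a_i\xi)-\tilde f(\xi))$. The $\tilde f$-terms cancel, and $\mathrm{pos}_{k+1}$ increases by $L^{-k}e_i/L$. At the point with parameter $s$ of this edge, $\mathrm{pos}_{k+1}-\mathrm{pos}_k\circ\pi$ is the class of $L^{-k}\big[(1-s)(p/L-\tilde f(\xi))+s((p+e_i)/L-\tilde f(a_i\xi))\big]$, and both brackets have norm at most $n$.
\end{proof}

\subsection{Counting}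

For $v\in V_k$ let $\mathrm{St}(v)$ be the half-open star: the points $v\oplus re_i$ with $0\le r<\frac12$ and $a_i^{-1}v\oplus re_i$ with $\frac12\le r\le1$. These sets partition $|\Gamma_k|$, and $\mathrm{pr}:\mathrm{St}(v)\to\mathcal B$ is bijective. The next lemma says that the vertices of later levels are equidistributed over the stars; it is the source of Ahlfors regularity.

\begin{lemma}\label{lem:count}
For $v\in V_k$ and $j\ge0$, exactly $R^j$ vertices $w\in V_{k+j}$ satisfy $\pi_{k+j\to k}(w)\in\mathrm{St}(v)$.
\end{lemma}

\begin{proof}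
A \emph{morphism} $\theta:\Gamma'\to\Gamma$ is a map of vertex sets that commutes with all $a_i$; it extends by $\theta(v\oplus re_i)=\theta v\oplus re_i$, and $\mathrm{pr}\circ\theta=\mathrm{pr}$. Hence $\theta$ maps lifts of a path in $\mathcal B$ to lifts of the same path. It follows that $\theta^+(y',[\xi])=(\theta y',[\xi])$ is a morphism $\Gamma'^+\to\Gamma^+$ with $\pi\theta^+=\theta\pi$ on realizations. We claim:
\begin{equation}\label{eq:fiber}
\text{for every $w\in|\Gamma^+|$, $\pi$ maps $(\theta^+)^{-1}(w)$ bijectively onto $\theta^{-1}(\pi w)$.}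
\end{equation}
For a vertex $w=(y,[\xi])$ the fiber consists of the pairs $(y',[\xi])$ with $\theta y'=y$, and the claim holds. For $w=w_0\oplus se_i$ with $0<s<1$ the fiber consists of the points $w_0'\oplus se_i$ with $\theta^+w_0'=w_0$. Let $\varsigma(t)=\pi(w_0\oplus te_i)$, $0\le t\le s$. The point $\pi(w_0'\oplus se_i)$ is the endpoint of the lift of $\mathrm{pr}\circ\varsigma$ to $|\Gamma'|$ from $\pi w_0'$. A lift to $|\Gamma'|$ that starts in $\theta^{-1}(\varsigma(0))$ is mapped by $\theta$ to $\varsigma$, by uniqueness, so it ends in $\theta^{-1}(\varsigma(s))$; the same holds for the reversed path. So lifting is a bijection $\theta^{-1}(\varsigma(0))\to\theta^{-1}(\varsigma(s))$, and \eqref{eq:fiber} follows from the case of vertices.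

Let $\theta_0=\mathrm{pr}:\Gamma_k\to\Gamma_0$ and $\theta_{j+1}=\theta_j^+:\Gamma_{k+j+1}\to\Gamma_{j+1}$. Applying \eqref{eq:fiber} $j$ times, $\pi_{k+j\to k}$ maps $\theta_j^{-1}(w)$ bijectively onto the fiber of $\mathrm{pr}:|\Gamma_k|\to\mathcal B$ over $\pi_{j\to0}(w)$, which meets $\mathrm{St}(v)$ in exactly one point. Since $V_{k+j}$ is the disjoint union of the $R^j$ fibers $\theta_j^{-1}(w)$, $w\in V_j$, the lemma follows.
\end{proof}

\subsection{Connectivity}

\begin{lemma}\label{lem:connect}
The maps $\pi$ are surjective and the graphs $\Gamma_k$ are connected. There is an integer $D=D(n,L)$ such that, if $z\in V_k$ and $y,y'\in V_{k+1}$ satisfy $d_k(\pi y,z)\le1$ and $d_k(\pi y',z)\le1$, then $y$ and $y'$ are joined by a path of at most $D$ edges in $\Gamma_{k+1}$ whose $\pi$-image lies within $d_k$-distance $D$ of $z$.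
\end{lemma}

\begin{proof}
For $v\in V_k$ call the vertices $(v,[0,\lambda])\in V_{k+1}$ the \emph{base vertices} over $v$. We have three moves.

\emph{Along an edge.} By Lemma~\ref{lem:basic}(b), $\tilde f(te_i,\cdot)=\chi_{n,i}(t/L)e_i$, which runs monotonically from $0$ to $e_i$ as $t$ runs from $0$ to $L$, and from $0$ to $-e_i$ as $t$ runs from $0$ to $-L$. By \eqref{eq:step}, $a_i^{\pm L}$ leads from a base vertex over $v$ to a base vertex over $a_i^{\pm1}v$, and the $\pi$-image of the path given by $a_i^L$ is the edge $[v,a_iv]$. In particular $\pi$ is surjective.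

\emph{Over a vertex.} By Proposition~\ref{prop:labels} and the lifting of null-homotopic loops, any two base vertices over $v$ are joined by a path of at most $16nL^3$ edges.

\emph{To a base vertex.} From any $y\in V_{k+1}$, at most $nL$ steps make $p\equiv0$ modulo $L$. The resulting vertex $(u,[0,\lambda])$ has $\mathrm{pr}(u)=f([0,\lambda])=0$, so $u\in V_k$, and $d_k(\pi y,u)\le n\Lambda$ by \eqref{eq:contract}.

If $\Gamma_k$ is connected, the three moves join any two vertices of $\Gamma_{k+1}$. For $y$ as in the statement, $u$ is joined to $z$ by at most $n\Lambda+1$ edges, so $y$ is joined to a base vertex over $z$ by at most $nL+(n\Lambda+1)L$ edges. The same holds for $y'$, and the second move completes a path of at most $N=2(n+n\Lambda+1)L+16nL^3$ edges. Its $\pi$-image starts within distance $1$ of $z$ and has length at most $N/10$. Take $D=\lceil N\rceil+1$.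
\end{proof}

\section{Extending functions up the tower}\label{sec:extension}

The metric on the limit will be an infimum over chains whose steps are edges of arbitrary levels, an edge of level $k$ costing $L^{-k}$. We must exclude shortcuts: two points that are far apart in $\Gamma_k$ must not be joined cheaply through finer levels. For this we need, for a given $1$-Lipschitz function $t_k$ on $V_k$, functions on $V_{k+m}$ that are close to it and have increments at most $CL^{-m}$. Pulling back by $\pi$ gives increments $(\Lambda/L)^m$, which is too large by the factor $\Lambda^m$. Instead we attach to each coarse vertex $v$ the affine function with the discrete gradient of $t$ at $v$ and evaluate it at the true position $p/L$ of the fine vertex. The map $\tilde f$, with its constant $\Lambda$, then enters only through the mismatch between neighboring affine functions. This mismatch is a second difference, and second differences contract from level to level.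

\begin{lemma}\label{lem:extend}
There is $C_*=C_*(n)$ with the following property. For $k\ge0$ and $t_k:V_k\to\mathbb R$ with $|t_k(a_iv)-t_k(v)|\le1$ for all $v,i$, there are functions $t_{k+m}:V_{k+m}\to\mathbb R$, $m\ge1$, such that for all $m\ge0$
\begin{itemize}
\item[(1)] $|t_{k+m}(a_iv)-t_{k+m}(v)|\le C_*L^{-m}$ for all $v\in V_{k+m}$ and all $i$;
\item[(2)] $|t_{k+m+1}(w)-t_{k+m}(v)|\le C_*L^{-m}$ if $w\in V_{k+m+1}$, $v\in V_{k+m}$ and $d_{k+m}(\pi w,v)<1$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{One step.} For a function $t$ on the vertices of a labeled graph let $\nabla_it(v)=t(a_iv)-t(v)$, $\nabla t=(\nabla_1t,\dots,\nabla_nt)$,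
\[
b(t)=\max_{v,i}|\nabla_it(v)|,\qquad h(t)=\max_{v,i,l}|\nabla_it(a_lv)-\nabla_it(v)|\le2b(t).
\]
Let $w=(y,[\xi])\in V^+$ and $y=v\oplus re_j$. By Lemma~\ref{lem:basic}(a) there is a unique representative $\xi=(p,\lambda)$ with $\tilde f(\xi)=re_j$; put $q=p/L$, so that $|q-re_j|\le n$. With $v'=a_jv$ define
\[
\hat t(w)=(1-r)\,\ell(q)+r\,\ell'(q),\qquad\ell(q)=t(v)+\nabla t(v)\cdot q,\qquad\ell'(q)=t(v')+\nabla t(v')\cdot(q-e_j).
\]
The representation $y=v\oplus re_j$ is unique unless $y=u$ is a vertex. In that case let $q_0$ belong to the representative with $\tilde f=0$. For $r=0$, $v=u$ we get $t(u)+\nabla t(u)\cdot q_0$; for $r=1$, $v'=u$ we have $q=q_0+e_j$ and get the same value. So $\hat t$ is well defined. Since $t(v')-t(v)=\nabla t(v)\cdot e_j$, the mismatch is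
\[
M(q):=\ell'(q)-\ell(q)=\big(\nabla t(v')-\nabla t(v)\big)\cdot(q-e_j),\qquad\hat t(w)=\ell(q)+rM(q).
\]
It is affine with gradient entries bounded by $h=h(t)$, and $|M(q)|\le n(n+1)h$ when $|q-re_j|\le n$ for some $r\in[0,1]$.

Fix $w=(y,[\xi])$ and $i,l$. By Proposition~\ref{prop:regular} and a translation we may choose $\xi$ such that $\tilde f$ takes the values $r_0e_j,r_1e_j,r_2e_j,r_3e_j$ at $\xi,a_i\xi,a_l\xi,a_ia_l\xi$, with $(r_\nu)$ a $\Lambda$-regular quadruple in $[0,1]$. Write $y=v\oplus r_0e_j$. By \eqref{eq:step} the vertices $w,a_iw,a_lw,a_ia_lw$ lie over the points $v\oplus r_\nu e_j$, so the same $\ell$ and $M$ serve for all four, evaluated at $q$, $q+e_i/L$, $q+e_l/L$, $q+(e_i+e_l)/L$. For the first difference,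
\[
\nabla_i\hat t(w)=\tfrac1L\big[(1-r_0)\nabla_it(v)+r_0\nabla_it(v')\big]+(r_1-r_0)\,M(q+e_i/L),
\]
so $b(\hat t)\le(b(t)+C'h(t))/L$ with $C'=(n(n+1)+3)\Lambda$. In the second difference the affine function $\ell$ cancels. With $M=M(q)$, $M_i=M(q+e_i/L)-M$ and $M_l=M(q+e_l/L)-M$, both at most $h/L$ in modulus,
\begin{align*}
\nabla_i\hat t(a_lw)-\nabla_i\hat t(w)&=r_3(M+M_i+M_l)-r_2(M+M_l)-r_1(M+M_i)+r_0M\\
&=(r_3-r_2-r_1+r_0)M+(r_3-r_1)M_i+(r_3-r_2)M_l .
\end{align*}
The three terms are at most $\Lambda L^{-2}n(n+1)h$, $2\Lambda L^{-2}h$ and $\Lambda L^{-2}h$. So $h(\hat t)\le C'h(t)/L^2$.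

\emph{Iteration.} Let $t_{k+m+1}=\widehat{t_{k+m}}$, $b_m=L^mb(t_{k+m})$ and $h_m=L^mh(t_{k+m})$. Then $b_{m+1}\le b_m+C'h_m$ and $h_{m+1}\le(C'/L)h_m\le\frac12h_m$ for $L\ge2C'$. As $h_0\le2$, we get $\sum_mh_m\le4$ and $b_m\le1+4C'$, which is (1). For (2), by (G2) we can write $\pi w=u\oplus re_j$ with $v\in\{u,a_ju\}$. Since $|q|\le n+1$, the formula $\hat t=\ell+rM$ gives $|\hat t(w)-t(u)|\le n(n+1)(b+h)$, and $|t(u)-t(v)|\le b$, where $b,h\le CL^{-m}$ for $t=t_{k+m}$.
\end{proof}

\begin{remark}
If the second differences of $\tilde f$ were only $O(1/L)$, as rounding to labels of mesh $1/L$ would allow, the computation would give $h_{m+1}\le Ch_m$, and the bound on $b_m$ would be lost.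
\end{remark}

\section{The limit space and its Assouad--Nagata dimension}\label{sec:space}

Let $X$ be the set of sequences $x=(x_k)_{k\ge0}$ with $x_k\in|\Gamma_k|$ and $\pi x_{k+1}=x_k$. It is a closed subset of the compact product $\prod_k|\Gamma_k|$, and $x\mapsto x_k$ is onto because every $\pi$ is onto. Define
\[
\rho(x,x')=\inf\sum_{i=1}^ML^{-k_i},
\]
where the infimum runs over chains $x=x^0,x^1,\dots,x^M=x'$ in $X$ and levels $k_i\ge0$ with $d_{k_i}(x^{i-1}_{k_i},x^i_{k_i})\le1$; for $x=x'$ the empty chain is allowed. This function is symmetric and satisfies the triangle inequality. Every point of $\mathcal B$ is within $\frac12$ of the vertex, so $d_0\le1$ and $\rho\le1$.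

\begin{lemma}\label{lem:compare}
\begin{itemize}
\item[(i)] If $d_k(x_k,x'_k)\le M$ for an integer $M\ge1$, then $\rho(x,x')\le ML^{-k}$.
\item[(ii)] There is an integer $C_1=C_1(n)$ such that $\rho(x,x')<L^{-k}$ implies $d_{k-j}(x_{k-j},x'_{k-j})\le10^{-j}C_1$ for $0\le j\le k$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Cut a shortest path from $x_k$ to $x_k'$ into $M$ pieces of length at most $1$ and lift the intermediate points to $X$.

(ii) By \eqref{eq:contract} it suffices to treat $j=0$. Take a chain of total cost less than $L^{-k}$; then all $k_i>k$. For $u\in X$ and $m\ge0$ fix a vertex $v_m(u)\in V_{k+m}$ within $\frac12$ of $u_{k+m}$. Let $t_k=d_k(\cdot,v_0(x))$ on $V_k$ and take $t_{k+m}$ from Lemma~\ref{lem:extend}. By \eqref{eq:contract}, $d_{k+m}(\pi v_{m+1}(u),v_m(u))\le\frac1{20}+\frac12<1$. By Lemma~\ref{lem:extend}(2), $t_\infty(u)=\lim_mt_{k+m}(v_m(u))$ exists, and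
\[
|t_\infty(u)-t_{k+m}(v_m(u))|\le C_*\sum_{l\ge m}L^{-l}\le2C_*L^{-m}.
\]
If $d_{k+m}(u_{k+m},u'_{k+m})\le1$, then $v_m(u)$ and $v_m(u')$ are at most two edges apart, and Lemma~\ref{lem:extend}(1) gives $|t_\infty(u)-t_\infty(u')|\le(2+2+2)C_*L^{-m}$. Summing along the chain, $|t_\infty(x)-t_\infty(x')|\le6C_*\sum_iL^{k-k_i}\le6C_*$. Hence $d_k(v_0(x),v_0(x'))=|t_k(v_0(x'))-t_k(v_0(x))|\le10C_*$ and $d_k(x_k,x'_k)\le10C_*+1$.
\end{proof}

\begin{proposition}\label{prop:nagata}
$(X,\rho)$ is a compact connected metric space of diameter at most $1$, the maps $x\mapsto x_k$ are continuous, and $\dim_NX=1$.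
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:compare}(ii), $\rho(x,x')<L^{-k-j}$ implies $d_k(x_k,x'_k)\le10^{-j}C_1$. So $\rho(x,x')=0$ forces $x=x'$, and $x\mapsto x_k$ is $\rho$-continuous. By (i), the neighborhood $\{x':d_k(x_k,x'_k)<1\}$ of $x$ in the product topology lies in the closed $\rho$-ball of radius $L^{-k}$. So the identity from the compact product topology to $\rho$ is continuous, and $(X,\rho)$ is compact. Since $\Gamma_k$ is connected, the proof of (i) joins any two points of $X$ by a finite chain with $\rho$-steps at most $L^{-k}$, for every $k$. Such a chain cannot cross the positive distance between two disjoint nonempty compact sets with union $X$, so $X$ is connected.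

\emph{Lower bound.} Suppose $\dim_NX=0$ with constant $c$. In the cover for the scale $s$, two points at distance at most $s$ lie in one member and in no other. Following chains with steps at most $s$, we see that one member is all of $X$, so $\operatorname{diam}X\le cs$ for all $s>0$. But $X$ maps onto $\mathcal B$ and is not a point.

\emph{Upper bound.} Fix an integer $j_0\ge0$ with $10^{-j_0}C_1\le\frac1{10}$ and let $c=L^{j_0+1}$. For $s\ge L^{-j_0}$ use the cover $\{X\}$. For $s<L^{-j_0}$ choose $k\ge j_0$ with $L^{-k-1}\le s<L^{-k}$ and put $k'=k-j_0$. Cover $|\Gamma_{k'}|$ by the closed balls of radius $\frac13$ about the vertices and the closed middle thirds of the edges, and cover $X$ by their preimages under $x\mapsto x_{k'}$. By Lemma~\ref{lem:compare}(i) the preimages have diameter at most $L^{-k'}\le cs$. By (ii), a subset of $X$ of diameter at most $s$ has an image of $d_{k'}$-diameter at most $\frac1{10}$. Distinct vertex balls are at distance at least $\frac13$, and distinct middle thirds are at distance at least $\frac23$, because a path between them passes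 through a vertex. So the subset meets at most one member of each kind.
\end{proof}

By Lemma~\ref{lem:pos} the sequence $\mathrm{pos}_k(x_k)$ is Cauchy in $\mathbb T^n$. Its limit $\varphi(x)$ satisfies
\begin{equation}\label{eq:phi}
|\varphi(x)-\mathrm{pos}_k(x_k)|\le2nL^{-k}.
\end{equation}
If $d_k(x_k,x'_k)\le1$, then $|\varphi(x)-\varphi(x')|\le(1+4n)L^{-k}$. Summing along chains, $\varphi:X\to\mathbb T^n$ is $(1+4n)$-Lipschitz.

\section{The measure and the coordinate curves}\label{sec:measure}

\subsection{Stationary random curves}

An \emph{$i$-curve} is a $1$-Lipschitz map $\gamma:\mathbb R\to X$ with $\varphi(\gamma(\tau))=\varphi(\gamma(0))+\tau e_i$ for all $\tau$. Restriction to $\mathbb Q$ identifies the set $\mathcal C_i$ of $i$-curves with the subset of the compact metrizable space $X^{\mathbb Q}$ defined by the same two conditions for rational times; this subset is closed, and its elements extend uniquely to $\mathbb R$ by completeness. So $\mathcal C_i$ is compact. The evaluation $(\gamma,\tau)\mapsto\gamma(\tau)$ is continuous on $\mathcal C_i\times\mathbb R$,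 since $\rho(\gamma(\tau),\gamma'(\tau'))\le|\tau-\tau_0|+\rho(\gamma(\tau_0),\gamma'(\tau_0))+|\tau_0-\tau'|$ for rational $\tau_0$.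

We obtain the measure and the curves together, as limits of the uniform measure on $V_m$ and of the orbits of $a_i$. Recall that Borel probability measures on a compact metric space form a weakly compact metrizable set, and that $\nu_m\to\nu$ weakly implies $\nu(K)\ge\limsup\nu_m(K)$ for closed $K$ and $\nu(O)\le\liminf\nu_m(O)$ for open $O$ (portmanteau theorem).

For $w\in V_m$ fix $\hat w\in X$ with $\hat w_m=w$, and let $\gamma^i_w\in X^{\mathbb Q}$ be given by $\gamma^i_w(\tau)=\widehat{a_i^{\lfloor\tau L^m\rfloor}w}$. Let $\mu^{(m)}$ and $\mathbb P_i^{(m)}$ be the laws of $\hat w$ and $\gamma^i_w$ for uniformly random $w\in V_m$. Along a subsequence they converge weakly to probability measures $\mu$ on $X$ and $\mathbb P_i$ on $X^{\mathbb Q}$, $i=1,\dots,n$.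

\begin{lemma}\label{lem:stationary}
$\mathbb P_i$ is concentrated on $\mathcal C_i$ and invariant under the shifts $\gamma\mapsto\gamma(\cdot+h)$, $h\in\mathbb R$. For every $\tau$ the law of $\gamma(\tau)$ under $\mathbb P_i$ is $\mu$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:compare}(i), $\rho(\gamma^i_w(\tau),\gamma^i_w(\tau'))\le|\tau-\tau'|+L^{-m}$. By Lemma~\ref{lem:pos} and \eqref{eq:phi}, $|\varphi(\gamma^i_w(\tau))-\varphi(\gamma^i_w(0))-\tau e_i|\le(4n+1)L^{-m}$. For fixed rational times and $\varepsilon>0$, the conditions with error $\varepsilon$ define closed sets of full $\mathbb P^{(m)}_i$-measure for large $m$, hence of full $\mathbb P_i$-measure; a countable intersection gives $\mathbb P_i(\mathcal C_i)=1$. Let $h\in\mathbb Z[1/L]$. For large $m$, $hL^m$ is an integer and $\gamma^i_w(\cdot+h)=\gamma^i_{w'}$ with $w'=a_i^{hL^m}w$, which is again uniform because $a_i$ is a permutation. The shift by $h$ is continuous on $X^{\mathbb Q}$, so $\mathbb P_i$ is invariant under it. For continuous $\Psi$ on $\mathcal C_i$ the function $h\mapsto\int\Psi(\gamma(\cdot+h))\,d\mathbb P_i$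 is continuous by dominated convergence and constant on a dense set; this gives invariance under all real shifts. Finally $\gamma^i_w(0)=\hat w$, so $\gamma(0)$ has law $\mu$, and so has $\gamma(\tau)$ by invariance.
\end{proof}

\subsection{Ahlfors regularity}

For $v\in V_k$ let $T_v=\{x\in X:d_k(x_k,v)\le\frac12\}$, a closed set called a \emph{tile}. The tiles of level $k$ cover $X$, a point lies in at most two of them by (G2), and $\operatorname{diam}T_v\le L^{-k}$ by Lemma~\ref{lem:compare}(i). The open ball of radius $\frac34$ about $v$ in $|\Gamma_k|$ lies in the edges at $v$, hence in the union of the at most $2n+1$ stars $\mathrm{St}(v')$, $v'\in\{v,a_1^{\pm1}v,\dots,a_n^{\pm1}v\}$. By Lemma~\ref{lem:count}, $\mu^{(m)}\{x:x_k\in\mathrm{St}(v')\}=R^{m-k}/R^m=R^{-k}$ for $m\ge k$. Apply the portmanteau theorem to the closed set $T_v\supset\{x_k\in\mathrm{St}(v)\}$ and to the open set $\{d_k(x_k,v)<\frac34\}\supset T_v$: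
\begin{equation}\label{eq:tile}
R^{-k}\le\mu(T_v)\le(2n+1)R^{-k}.
\end{equation}

\begin{proposition}\label{prop:ahlfors}
$\mu$ is Ahlfors $Q$-regular. In particular it is doubling and has support $X$.
\end{proposition}

\begin{proof}
Let $L^{-k-1}\le r<L^{-k}$ with $k\ge0$. By Lemma~\ref{lem:compare}(ii), $B(x,r)$ is covered by the tiles $T_z$ with $z\in V_k$, $d_k(z,x_k)\le C_1+1$; by (G3) and \eqref{eq:tile}, $\mu(B(x,r))\le CR^{-k}\le CR\,r^Q$. A tile of level $k+2$ that contains $x$ has diameter less than $r$ and lies in $B(x,r)$, so $\mu(B(x,r))\ge R^{-k-2}\ge R^{-2}r^Q$. For $r\ge1$ we have $R^{-2}\le\mu(B(x,r))\le1$. As $\operatorname{diam}X\le1$, the claims follow.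
\end{proof}

\subsection{Averaged directional derivatives}

Several $i$-curves may pass through a point, and a Lipschitz function could a priori have different derivatives along them. We therefore average. Let $u:X\to\mathbb R$ be Lipschitz. The set of $(\gamma,\tau)\in\mathcal C_i\times\mathbb R$ at which $(u\circ\gamma)'(\tau)$ exists is Borel, and so is the derivative on it, because the difference quotients are continuous and it suffices to take upper and lower limits along rational increments. For each $\gamma$ the Lipschitz function $u\circ\gamma$ is differentiable almost everywhere and is the integral of its derivative. By Fubini's theorem there is $\tau$ such that the derivative at $\tau$ exists for $\mathbb P_i$-a.e.\ $\gamma$, and by shift invariance this holds for $\tau=0$. The signed measure $A\mapsto\int\mathbf 1_A(\gamma(0))(u\circ\gamma)'(0)\,d\mathbb P_i$ is bounded in modulus by $\mathrm{Lip}(u)\mu(A)$. Its Radon--Nikodym derivative $\bar D_iu\in L^\infty(\mu)$ is characterized by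
\begin{equation}\label{eq:Dbar}
\int_X\eta\,\bar D_iu\,d\mu=\int\eta(\gamma(0))\,(u\circ\gamma)'(0)\,d\mathbb P_i\qquad(\eta\text{ bounded Borel}).
\end{equation}
The operator $\bar D_i$ is linear. For smooth $H:\mathbb T^n\to\mathbb R$ we have $H(\varphi(\gamma(\tau)))=H(\varphi(\gamma(0))+\tau e_i)$, so
\begin{equation}\label{eq:chain}
\bar D_i(H\circ\varphi)=(\partial_iH)\circ\varphi .
\end{equation}
Put $|\bar Du|=\sum_i|\bar D_iu|$. We shall prove the Poincar\'e inequality with $|\bar Du|$ on the right. The next lemma shows that this implies the inequality for upper gradients; unlike the latter, it also identifies the differential.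

\begin{lemma}\label{lem:upper}
Let $g$ be an upper gradient of the Lipschitz function $u$, let $O\subset X$ be open and $\int_Og\,d\mu<\infty$. Then $|\bar D_iu|\le g$ $\mu$-a.e.\ on $O$.
\end{lemma}

\begin{proof}
A $1$-Lipschitz curve has an arc length function $s(\tau)$ with $0\le s'\le1$, so $|u(\gamma(h))-u(\gamma(0))|\le\int_0^hg(\gamma(\tau))s'(\tau)\,d\tau\le\int_0^hg(\gamma(\tau))\,d\tau$. Let $\eta$ be $N$-Lipschitz with support in $O$, and let $h>0$ be smaller than the distance from the support to $X\setminus O$ (arbitrary if $O=X$). A curve that starts in the support stays in $O$ up to time $h$, and $|\eta(\gamma(0))|\le|\eta(\gamma(\tau))|+Nh$ for $0\le\tau\le h$. By Lemma~\ref{lem:stationary},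
\begin{align*}
\Big|\int\eta(\gamma(0))\frac{u(\gamma(h))-u(\gamma(0))}h\,d\mathbb P_i\Big|&\le\frac1h\int_0^h\!\!\int\big((|\eta|+Nh)g\mathbf 1_O\big)(\gamma(\tau))\,d\mathbb P_i\,d\tau\\
&=\int_O(|\eta|+Nh)\,g\,d\mu .
\end{align*}
As $h\to0$, dominated convergence and \eqref{eq:Dbar} give $|\int\eta\,\bar D_iu\,d\mu|\le\int_O|\eta|g\,d\mu$. For compact $K\subset O$ apply this to $\eta_N=(1-N\operatorname{dist}(\cdot,K))^+$, which has support in $O$ for large $N$ and decreases to $\mathbf 1_K$; in the limit $|\int_K\bar D_iu\,d\mu|\le\int_Kg\,d\mu$. If $\{\bar D_iu>g\}\cap O$ or $\{-\bar D_iu>g\}\cap O$ had positive measure, it would contain a compact set of positive measure by inner regularity, and this set would violate the last inequality.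
\end{proof}

\section{Cores and tubes}\label{sec:cores}

To compare the values of $u$ near $z\in V_k$ and near $a_iz$ we want to transport mass along $i$-curves. Whole tiles are not suited for this: away from the tubes of Lemma~\ref{lem:basic}(b), $\pi$ may map an edge of direction $i$ into an edge of another direction. We single out a \emph{core} $A(z)\subset T_z$, of measure comparable to that of $T_z$, which the $i$-curves carry exactly onto $A(a_iz)$ in time $L^{-k}$. Since $\varphi$ moves exactly linearly along $i$-curves, while the projection $\gamma(\tau)_{k+1}$ need not follow an $a_i$-orbit, we define cores through $\varphi$.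

\subsection{The tube over an edge}

Fix $k\ge0$, $z\in V_k$ and $i$. Let $\mathcal T$ be the finite graph whose vertices are the $(p,\lambda)\in\tilde G$ with $|p_l|\le\frac L{10}$ for $l\ne i$ and $-\frac L{10}\le p_i\le\frac{11L}{10}$, and whose edges are the $[\xi,a_l\xi]$ with both ends in $\mathcal T$. By Lemma~\ref{lem:basic}(b), $\tilde f(p,\lambda)=\chi_{n,i}(p_i/L)e_i\in[0,e_i]$ on $\mathcal T$. So
\[
\iota(p,\lambda)=\big(z\oplus\chi_{n,i}(p_i/L)e_i,[p,\lambda]\big)\in V_{k+1}
\]
is defined, and by \eqref{eq:step} $\iota(a_l\xi)=a_l\iota(\xi)$ for every edge $[\xi,a_l\xi]$ of $\mathcal T$. Hence $\iota$ extends edge by edge to $|\mathcal T|\to|\Gamma_{k+1}|$, and $\pi\iota(|\mathcal T|)\subset[z,a_iz]$. Let $P:|\mathcal T|\to\mathbb R^n$ be $p/L$ at vertices and affine on edges. By the definition of positions and Lemma~\ref{lem:pos},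
\begin{equation}\label{eq:posiota}
\mathrm{pos}_{k+1}\circ\iota=\mathrm{pos}_k(z)+L^{-k}P\quad\text{in }\mathbb T^n .
\end{equation}
Put $\varepsilon=2n/L$ and let $L$ be so large that $\frac1{20}+\varepsilon+\frac2L\le\frac1{10}$. If $x\in X$, $w\in|\mathcal T|$ and $\iota(w)=x_{k+1}$, there is a unique $\Phi(x,w)\in\mathbb R^n$ with
\[
|\Phi(x,w)-P(w)|\le\varepsilon,\qquad\varphi(x)=\mathrm{pos}_k(z)+L^{-k}\Phi(x,w)\text{ in }\mathbb T^n .
\]
It exists by \eqref{eq:phi} at level $k+1$ and \eqref{eq:posiota}; two candidates differ by an element of $L^k\mathbb Z^n$ of norm at most $2\varepsilon<1$. It is the position of $x$ relative to $z$, in units of $L^{-k}$. For $s\in[0,1]$ let $A_s=A_s(z,i)$ be the set of $x\in X$ for which some $w\in|\mathcal T|$, a \emph{witness}, satisfies $\iota(w)=x_{k+1}$ and $|\Phi(x,w)-se_i|\le\frac1{20}$. The set $A_s$ is closed, as the projection to $X$ of the compact set of triples $(x,w,\Phi)$ with these properties. For $x\in A_s$ we have $x_k=\pi\iota(w)\in[z,a_iz]$.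

\begin{lemma}[Exact transport]\label{lem:transport}
For every $i$-curve $\gamma$ and $s,s'\in[0,1]$: $\gamma(sL^{-k})\in A_s$ if and only if $\gamma(s'L^{-k})\in A_{s'}$.
\end{lemma}

\begin{proof}
By symmetry one implication suffices. Write $x(\tau)=\gamma(\tau L^{-k})$ for $\tau\in[0,1]$. Let $w$ be a witness for $x(s)\in A_s$ and $\Phi=\Phi(x(s),w)$. We lift the path $x(\tau)_{k+1}$ through $\iota$; the point is that the lift cannot reach the boundary of the tube. Let $K$ be the set of $w'\in|\mathcal T|$ such that $P(w')$ is within $\frac1{20}+\varepsilon$ of the segment $[0,e_i]$.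

\emph{Local lifting on $K$.} Let $w'\in K$ and let $w_0$ be a vertex within $\frac12$ of $w'$. The $2n$ points $a_l^{\pm1}w_0$ have $p/L$ within $\frac2L$ of $P(w')$, so they belong to $\mathcal T$. The $2n$ edges at $w_0$ are mapped to the edges $[\iota w_0,a_l\iota w_0]$ and $[a_l^{-1}\iota w_0,\iota w_0]$, which are all edges at $\iota w_0$, and are distinct and not loops by (G1). So $\iota$ maps the open star of $w_0$ onto the open star of $\iota w_0$, isometrically for the intrinsic path metrics. A path of length less than $\frac14$ from $w'$ or from $\iota w'$ does not leave the respective star. Hence $\iota$ maps the open $\frac14$-ball about $w'$ homeomorphically onto the open $\frac14$-ball about $\iota w'$.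

\emph{Lifts stay in $K$.} Let $w(\tau)$ be a continuous lift of $x(\tau)_{k+1}$ on an interval in $[0,1]$ that contains $s$, with $w(s)=w$. The function $\Upsilon(\tau)=P(w(\tau))-\Phi-(\tau-s)e_i$ is continuous. By \eqref{eq:posiota} and the defining property of $i$-curves, in $\mathbb T^n$
\[
L^{-k}\Upsilon(\tau)=\mathrm{pos}_{k+1}(x(\tau)_{k+1})-\varphi(x(s))-(\tau-s)L^{-k}e_i=\mathrm{pos}_{k+1}(x(\tau)_{k+1})-\varphi(x(\tau)).
\]
By \eqref{eq:phi}, $\Upsilon(\tau)$ is within $\varepsilon$ of $L^k\mathbb Z^n$. The closed $\varepsilon$-balls about the points of $L^k\mathbb Z^n$ are separated and $|\Upsilon(s)|\le\varepsilon$, so $|\Upsilon(\tau)|\le\varepsilon$ throughout. Since $|\Phi+(\tau-s)e_i-\tau e_i|\le\frac1{20}$, we get $w(\tau)\in K$.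

\emph{Conclusion.} Divide the interval between $s$ and $s'$ into finitely many parts on each of which the continuous path $x(\tau)_{k+1}$ has image of diameter less than $\frac14$. Lift part by part: each partial lift ends in $K$, where local lifting is available. At $\tau=s'$ the point $\Phi+(s'-s)e_i$ is within $\varepsilon$ of $P(w(s'))$, and $\varphi(x(s'))=\mathrm{pos}_k(z)+L^{-k}(\Phi+(s'-s)e_i)$. So it equals $\Phi(x(s'),w(s'))$, and it is within $\frac1{20}$ of $s'e_i$.
\end{proof}

\subsection{Cores}

A witness for $x\in A_0(z,i)$ has $|P(w)|\le\frac1{20}+\varepsilon$, so it lies on an edge whose ends satisfy $|p|\le\frac L{10}$. These edges belong to the tubes of all directions, and on their ends $\iota(p,\lambda)=(z,[p,\lambda])$. Therefore the \emph{core} $A(z):=A_0(z,i)$ does not depend on $i$, and $x_k=z$ on $A(z)$, so $A(z)\subset T_z$. A witness for $x\in A_1(z,i)$ lies on an edge whose ends satisfy $|p-Le_i|\le\frac L{10}$, where $\iota(p,\lambda)=(a_iz,[p-Le_i,\lambda])$. Translation by $-Le_i$ commutes with the $a_l$ and lowers $P$ by $e_i$, and $\mathrm{pos}_k(a_iz)=\mathrm{pos}_k(z)+L^{-k}e_i$.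 So it matches these witnesses with those for $x\in A(a_iz)$, and $A_1(z,i)=A(a_iz)$.

Cores are large. Let $y=(z,[p,\lambda])$ with $|p|\le\frac L{20}-2n-1$ and $x\in T_y$. Then $x_{k+1}=\iota(w)$ with $w$ on an edge at $(p,\lambda)$ and $|P(w)-p/L|\le\frac1{2L}$, so $|\Phi(x,w)|\le\frac1{20}-\frac{2n+1}L+\frac1{2L}+\frac{2n}L\le\frac1{20}$. Thus $T_y\subset A(z)$. There are at least $(\frac L{10}-4n-3)^n\ge(\frac L{20})^n$ such $p$ for $L\ge20(4n+3)$, distinct modulo $L$, hence at least $20^{-n}R$ such $y$. By \eqref{eq:tile} and the overlap bound $2$,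
\begin{equation}\label{eq:core}
\mu(A(z))\ge\tfrac12\,20^{-n}R^{-k}\qquad(z\in V_k).
\end{equation}
For Lipschitz $u$ put $\bar u(z)=\operatorname{av}_{A(z)}u$.

\begin{lemma}\label{lem:edge}
For $z\in V_k$,
\[
|\bar u(a_iz)-\bar u(z)|\le2\cdot20^nR^kL^{-k}\int_{\{x:\,x_k\in[z,a_iz]\}}|\bar D_iu|\,d\mu .
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:transport} the events $\{\gamma(\tau)\in A_{L^k\tau}\}$, $0\le\tau\le L^{-k}$, all coincide with one event $\mathcal A\subset\mathcal C_i$. By Lemma~\ref{lem:stationary}, $\mu(A(a_iz))=\mathbb P_i(\mathcal A)=\mu(A(z))$, and with Fubini's theorem, shift invariance and \eqref{eq:Dbar},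
\begin{align*}
\int_{A(a_iz)}u\,d\mu-\int_{A(z)}u\,d\mu&=\int_{\mathcal A}\big(u(\gamma(L^{-k}))-u(\gamma(0))\big)\,d\mathbb P_i\\
&=\int_0^{L^{-k}}\!\!\int\mathbf 1_{A_{L^k\tau}}(\gamma(\tau))\,(u\circ\gamma)'(\tau)\,d\mathbb P_i\,d\tau=\int_0^{L^{-k}}\!\!\int_{A_{L^k\tau}}\bar D_iu\,d\mu\,d\tau .
\end{align*}
All $A_s$ lie in $\{x_k\in[z,a_iz]\}$. Divide by $\mu(A(z))$ and use \eqref{eq:core}.
\end{proof}

\section{The Poincar\'e inequality}\label{sec:poincare}

Lemma~\ref{lem:edge} compares means over cores of the same level. It says nothing about the part of a tile outside the core, nor about cores of different levels. We handle both by recursion: the oscillation of $u$ on a tile is bounded by the oscillations on the tiles of the next level, times a constant, plus an error that Lemma~\ref{lem:edge} controls. Each level gains a factor $1/L$, so the recursion closes if the multiplicative constant does not depend on $L$. The error may carry a constant $C_L$, since it enters additively.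

\subsection{Tiles}

Fix a Lipschitz function $u$. For $z\in V_k$ let $\mathrm{osc}(z)=\int_{T_z}|u-\bar u(z)|\,d\mu$ and $N_z=\{x:d_k(x_k,z)\le D\}$. For $y\in V_{k+1}$ write $z\sim y$ if $T_z\cap T_y\ne\emptyset$; then $T_z\subset\bigcup_{z\sim y}T_y$. If $z\sim y$, then $d_k(\pi y,z)\le\frac1{20}+\frac12$ by \eqref{eq:contract}. So each $y$ has at most two such $z$, by (G2), and each $z$ has at most $(2n+1)R$ such $y$, by Lemma~\ref{lem:count} and the covering of the $\frac34$-ball by $2n+1$ stars. With \eqref{eq:tile} and \eqref{eq:core},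
\begin{equation}\label{eq:C2}
\sum_{z\sim y}\mu(T_y)\le(2n+1)^2R^{-k}\le C_2\,\mu(A(z)),\qquad C_2=2(2n+1)^220^n .
\end{equation}
The constant $C_2$ does not depend on $L$, and we require $L\ge4(1+C_2)$.

\begin{lemma}\label{lem:recursion}
There is $C_3=C_3(n,L)$ such that for all $k\ge0$ and $z\in V_k$
\[
\mathrm{osc}(z)\le(1+C_2)\sum_{z\sim y}\mathrm{osc}(y)+C_3L^{-k}\int_{N_z}|\bar Du|\,d\mu .
\]
\end{lemma}

\begin{proof}
All sums run over vertices of level $k+1$ related to $z$. Let $\Sigma=\sum_y\mathrm{osc}(y)$ and let $W$ be the maximum of $|\bar u(y)-\bar u(y')|$ over such $y,y'$. Covering $T_z$ gives $\mathrm{osc}(z)\le\Sigma+\sum_y\mu(T_y)|\bar u(y)-\bar u(z)|$. Covering $A(z)\subset T_z$ gives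
\[
\mu(A(z))\,|\bar u(y)-\bar u(z)|\le\int_{A(z)}|u-\bar u(y)|\,d\mu\le\Sigma+W\sum_{y'}\mu(T_{y'}).
\]
By \eqref{eq:C2}, $\mathrm{osc}(z)\le(1+C_2)\Sigma+C_2(2n+1)^2R^{-k}W$. By Lemma~\ref{lem:connect}, $y$ and $y'$ are joined by at most $D$ edges, and a point $x$ with $x_{k+1}$ on one of them lies in $N_z$. Lemma~\ref{lem:edge} at level $k+1$ gives $W\le2\cdot20^nDR^{k+1}L^{-k-1}\int_{N_z}|\bar Du|\,d\mu$.
\end{proof}

Iterate Lemma~\ref{lem:recursion} $m$ times. The terms are indexed by chains $z\sim y_1\sim\dots\sim y_l$ with $y_j\in V_{k+j}$. At most $2^l$ chains end at a given vertex $y_l$. By \eqref{eq:contract}, $d_k(\pi_{k+l\to k}y_l,z)\le\frac{11}{20}\sum_{j\ge0}10^{-j}\le1$, so $N_{y_l}\subset N'_z:=\{x:d_k(x_k,z)\le D+1\}$. By (G3) each point lies in at most $(2n+1)^{D+1}$ sets $N_y$ of a given level. Therefore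
\[
\mathrm{osc}(z)\le(2n+1)^{D+1}C_3L^{-k}\sum_{l<m}\Big(\frac{2(1+C_2)}L\Big)^l\int_{N'_z}|\bar Du|\,d\mu+\big(2(1+C_2)\big)^m\sum_{y\in V_{k+m}}\mathrm{osc}(y).
\]
Since $A(y)\subset T_y$ and $\operatorname{diam}T_y\le L^{-k-m}$, we have $|u-\bar u(y)|\le\mathrm{Lip}(u)L^{-k-m}$ on $T_y$, and by \eqref{eq:tile} the last sum is at most $(2n+1)\mathrm{Lip}(u)L^{-k-m}$. As $2(1+C_2)/L\le\frac12$, letting $m\to\infty$ yields
\begin{equation}\label{eq:tilePI}
\int_{T_z}|u-\bar u(z)|\,d\mu\le C_LL^{-k}\int_{N'_z}|\bar Du|\,d\mu\qquad(z\in V_k,\ k\ge0).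
\end{equation}

\subsection{Balls}

\begin{proposition}\label{prop:PI}
There are $\lambda\ge2$ and $C_L$ such that for every Lipschitz $u$ and every ball $B=B(x,r)$
\begin{equation}\label{eq:ballPI}
\operatorname{av}_B|u-u_B|\le C_L\,r\operatorname{av}_{\lambda B}|\bar Du| .
\end{equation}
The space $(X,\rho,\mu)$ satisfies the $(1,1)$-Poincar\'e inequality.
\end{proposition}

\begin{proof}
We use $\int_B|u-u_B|\le2\int_B|u-a|$, valid for every constant $a$. If $r\ge1$, take $k=0$ in \eqref{eq:tilePI}, where $T_z=N_z'=X$. Then $\int_B|u-u_B|\le C_L\int_X|\bar Du|$, while $\mu(B)\ge R^{-2}$ and $\lambda B=X$ for every $\lambda\ge2$. Now let $L^{-k-1}\le r<L^{-k}$, and let $\mathcal F$ be the set of $z\in V_k$ with $d_k(z,x_k)\le C_1+1$. It has at most $C$ elements, and $B\subset\bigcup_{z\in\mathcal F}T_z$, as in Proposition~\ref{prop:ahlfors}. Fix $z_0\in\mathcal F$. Every $z\in\mathcal F$ is joined to $z_0$ by at most $2C_1+2$ edges, all within distance $3C_1+3$ of $x_k$. Put $M=3C_1+D+3$ and $N=\{x':d_k(x'_k,x_k)\le M\}$, which contains the sets $N'_z$, $z\in\mathcal F$.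 By \eqref{eq:tilePI}, \eqref{eq:tile} and Lemma~\ref{lem:edge},
\[
\int_B|u-u_B|\,d\mu\le2\sum_{z\in\mathcal F}\big(\mathrm{osc}(z)+\mu(T_z)|\bar u(z)-\bar u(z_0)|\big)\le C_LL^{-k}\int_N|\bar Du|\,d\mu .
\]
By Lemma~\ref{lem:compare}(i), $N\subset\lambda B$ for $\lambda=ML+1$. Since $L^{-k}\le Lr$ and $\mu(\lambda B)\le C_L\mu(B)$ by doubling, \eqref{eq:ballPI} follows. Let $g$ be an upper gradient of $u$. If $\int_{\lambda B}g\,d\mu=\infty$ there is nothing to prove; otherwise Lemma~\ref{lem:upper} with $O=\lambda B$ gives $|\bar Du|\le ng$ a.e.\ on $\lambda B$.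
\end{proof}

\section{Charts}\label{sec:charts}

We first pass from a mean estimate to a pointwise one.

\begin{lemma}\label{lem:pointwise}
Let $(Y,d,\nu)$ be a doubling metric measure space, $v$ Lipschitz, $y_0\in Y$, and suppose $\operatorname{av}_B|v-v_B|=o(r)$ for $B=B(y_0,r)$, $r\to0$. Then $v(y)-v(y_0)=o(d(y,y_0))$ as $y\to y_0$.
\end{lemma}

\begin{proof}
Let $\varepsilon>0$ and $\varepsilon'=\min\{\frac12,\varepsilon/(2\mathrm{Lip}(v)+1)\}$. Suppose $|v(y)-v_B|\ge\varepsilon r$ for some $y\in B(y_0,r/2)$. Then $|v-v_B|\ge\varepsilon r/2$ on $B(y,\varepsilon'r)\subset B$. Since $B\subset B(y,2r)$, doubling gives $\nu(B(y,\varepsilon'r))\ge C_D^{-N}\nu(B)$ with $N$ such that $2^N\varepsilon'\ge2$. So $\operatorname{av}_B|v-v_B|\ge\frac12C_D^{-N}\varepsilon r$, which fails for small $r$. Hence $|v-v_B|<\varepsilon r$ on $B(y_0,r/2)$ for small $r$; with $r=3d(y,y_0)$ we get $|v(y)-v(y_0)|\le6\varepsilon\,d(y,y_0)$.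
\end{proof}

Cover $\mathbb T^n$ by finitely many open balls $W_\nu$ of radius $\frac18$. Let $H_\nu:\mathbb T^n\to\mathbb R^n$ be smooth and equal on $W_\nu$ to a local inverse of $\mathbb R^n\to\mathbb T^n$; multiply a local inverse on the concentric ball of radius $\frac14$ by a cutoff. Let $U_\nu=\varphi^{-1}(W_\nu)$, which is open, and $\phi_\nu=H_\nu\circ\varphi:X\to\mathbb R^n$, which is Lipschitz. Discard empty $U_\nu$; the others have positive measure and cover $X$.

\begin{proposition}\label{prop:chart}
Each $(U_\nu,\phi_\nu)$ is a chart of dimension $n$, with $du=(\bar D_1u,\dots,\bar D_nu)$ a.e.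
\end{proposition}

\begin{proof}
\emph{Existence.} The Lebesgue differentiation theorem holds for doubling measures: for $h\in L^1(\mu)$ and a.e.\ $x_0$, $\operatorname{av}_{B(x_0,r)}|h-h(x_0)|\to0$ as $r\to0$. Let $x_0\in U_\nu$ be such a point for all $\bar D_iu$, let $a=(\bar D_iu(x_0))_i$ and $v=u-a\cdot\phi_\nu$. On $W_\nu$ we have $\partial_i(a\cdot H_\nu)=a_i$, so linearity and \eqref{eq:chain} give $\bar D_iv=\bar D_iu-a_i$ a.e.\ on the open set $U_\nu$. By \eqref{eq:ballPI}, $\operatorname{av}_B|v-v_B|=o(r)$ for $B=B(x_0,r)$, and Lemma~\ref{lem:pointwise} gives $u(x)=u(x_0)+a\cdot(\phi_\nu(x)-\phi_\nu(x_0))+o(\rho(x,x_0))$.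

\emph{Uniqueness.} The set $\{\gamma(0):\gamma\in\mathcal C_i\}$ is compact and has full measure by Lemma~\ref{lem:stationary}, so it is $X$ by Proposition~\ref{prop:ahlfors}. Let $x_0\in U_\nu$ and let $b\in\mathbb R^n$ be the difference of two differentials at $x_0$, so that $b\cdot(\phi_\nu(x)-\phi_\nu(x_0))=o(\rho(x,x_0))$. Take an $i$-curve with $\gamma(0)=x_0$ and $x=\gamma(h)$ with small $h>0$. Then $\phi_\nu(x)-\phi_\nu(x_0)=he_i$ and $0<\rho(x,x_0)\le h$, so $b_ih=o(h)$ and $b_i=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]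
By Proposition~\ref{prop:nagata}, $X$ is compact (hence complete) and connected, with $\dim_NX=1$. By Propositions~\ref{prop:ahlfors} and~\ref{prop:PI}, $\mu$ is Ahlfors $Q$-regular and the $(1,1)$-Poincar\'e inequality holds, so $X$ is a PI space. By Proposition~\ref{prop:chart} it has an atlas of finitely many open charts of dimension $n$, so its analytic dimension is $n$.
\end{proof}

\begin{remark}
Since an $i$-curve starts at every point, following a $1$-curve, then a $2$-curve, and so on, shows that $\varphi$ maps $X$ onto $\mathbb T^n$. On the other hand the topological dimension of $X$ is at most $\dim_NX=1$ by \cite{LS}.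
\end{remark}

\section{Products with cubes}\label{sec:products}

We use the following facts of Lang and Schlichenmaier \cite{LS}: $\dim_N(Y_1\times Y_2)\le\dim_NY_1+\dim_NY_2$ for metric spaces $Y_1,Y_2$; $\dim_N$ is at least the topological dimension; and $\dim_N[0,1]^j=j$. Restricting covers shows that $\dim_N$ is monotone under inclusion, and $\dim_N$ is unchanged when the metric is replaced by a bi-Lipschitz equivalent one, so the choice of product metric plays no role.

For sets $B,B'$ of finite positive measure in two measure spaces and a bounded measurable $u$ on $B\times B'$,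
\begin{equation}\label{eq:product}
\operatorname{av}_{B\times B'}|u-u_{B\times B'}|\le\operatorname{av}_{s\in B'}\operatorname{av}_B\big|u(\cdot,s)-u(\cdot,s)_B\big|+\operatorname{av}_{x\in B}\operatorname{av}_{B'}\big|u(x,\cdot)-u(x,\cdot)_{B'}\big| .
\end{equation}
Indeed $u(x,s)-u_{B\times B'}$ is the sum of $u(x,s)-u(\cdot,s)_B$ and $u(\cdot,s)_B-u_{B\times B'}=\operatorname{av}_{x'\in B}\big(u(x',s)-u(x',\cdot)_{B'}\big)$.

\emph{Cubes.} Give $[0,1]^j$ the sup metric and Lebesgue measure. Balls of radius $r$ are boxes with sides of length between $\min(r,1)$ and $\min(2r,1)$, so the measure is doubling. On an interval $I$ a Lipschitz function $w$ satisfies $|w(s)-w(s')|\le\int_I|w'|$, hence $\operatorname{av}_I|w-w_I|\le|I|\operatorname{av}_I|w'|$. Induction with \eqref{eq:product} gives, for every ball $B'$ of radius $r$,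
\begin{equation}\label{eq:cube}
\operatorname{av}_{B'}|w-w_{B'}|\le2r\sum_{l=1}^j\operatorname{av}_{B'}|\partial_lw| .
\end{equation}
If $g$ is an upper gradient of $w$ that is integrable on $B'$, it is integrable on almost every segment of $B'$ parallel to $e_l$, and Lebesgue differentiation on such a segment gives $|\partial_lw|\le g$ a.e. So the cube satisfies the $(1,1)$-Poincar\'e inequality. By Rademacher's theorem the identity is a chart of dimension $j$.

\begin{proof}[Proof of Theorem~\ref{thm:all}]
For $m=n$ take $[0,1]^n$. Let $m<n$, put $n'=n-m+1\ge2$, and let $X$ be the space of Theorem~\ref{thm:main} for $n'$. For $m=1$ take $X$. Let $m\ge2$, $j=m-1$, and let $Y=X\times[0,1]^j$ with the maximum metric and the product measure. It is compact, and its balls are products $B\times B'$ of balls of the same radius $r$, so the measure is doubling.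

\emph{Poincar\'e inequality.} Let $g$ be an upper gradient of a Lipschitz function $u$ on $Y$. The slices $X\times\{s\}$ and $\{x\}\times[0,1]^j$ are isometrically embedded, so $g$ restricts to upper gradients on them. Apply the $(1,1)$-Poincar\'e inequalities of the factors to the two terms of \eqref{eq:product}. They are bounded by $Cr\operatorname{av}_{\lambda B\times B'}g$ and $Cr\operatorname{av}_{B\times B'}g$, and by doubling both are at most $Cr\operatorname{av}_{\lambda B\times\lambda B'}g$, with constants independent of $u$, $g$ and the ball.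

\emph{Derivatives on $Y$.} For Lipschitz $u$ on $Y$ the derivative $u'(\gamma,s)=\frac d{d\tau}u(\gamma(\tau),s)|_{\tau=0}$ exists on a Borel set, which has full $\mathbb P_i\otimes ds$-measure because for each $s$ it contains $\mathbb P_i$-a.e.\ $\gamma$. As in \eqref{eq:Dbar}, the Radon--Nikodym theorem gives a bounded Borel function $\bar D_i^Yu$ on $Y$ with $\int_Y\eta\,\bar D_i^Yu=\iint\eta(\gamma(0),s)\,u'(\gamma,s)\,d\mathbb P_i\,ds$. We claim that $\bar D_i^Yu(\cdot,s)=\bar D_i(u(\cdot,s))$ $\mu$-a.e., for a.e.\ $s$. Testing with $\eta(x)\theta(s)$ for fixed $\eta\in C(X)$ and arbitrary bounded $\theta$ shows that $\int\eta\,\bar D_i^Yu(\cdot,s)\,d\mu=\int\eta(\gamma(0))u'(\gamma,s)\,d\mathbb P_i=\int\eta\,\bar D_i(u(\cdot,s))\,d\mu$ for a.e.\ $s$. Outside one null set of $s$ this holds for all $\eta$ in a countable dense subset of $C(X)$, and the claim follows. The partial derivatives $\partial_{s_l}u$ likewise exist on a Borel set of full measure. Inserting \eqref{eq:ballPI} and \eqref{eq:cube} into \eqref{eq:product} and using doubling,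
\begin{equation}\label{eq:productPI}
\operatorname{av}_{B\times B'}|u-u_{B\times B'}|\le Cr\operatorname{av}_{\lambda B\times\lambda B'}\Big(\sum_{i=1}^{n'}|\bar D_i^Yu|+\sum_{l=1}^j|\partial_{s_l}u|\Big),
\end{equation}
with $C$ independent of $u$ and the ball.

\emph{Analytic dimension.} We show that $(U_\nu\times[0,1]^j,(\phi_\nu,s))$ is a chart, of dimension $n'+j=n$. Let $(x_0,s_0)\in U_\nu\times[0,1]^j$ be a Lebesgue point of all $\bar D_i^Yu$ and $\partial_{s_l}u$, with values $a_i$ and $b_l$, and let $v=u-a\cdot\phi_\nu-b\cdot s$. On $U_\nu\times[0,1]^j$ we have $\bar D_i^Yv=\bar D_i^Yu-a_i$ and $\partial_{s_l}v=\partial_{s_l}u-b_l$ a.e. So \eqref{eq:productPI} and Lemma~\ref{lem:pointwise} show that $(a,b)$ is a differential of $u$ at $(x_0,s_0)$. If $(a',b')$ is the difference of two differentials, then moving along $(\gamma(h),s_0)$ for an $i$-curve $\gamma$ from $x_0$ gives $a'_i=0$ as in Proposition~\ref{prop:chart}, and moving along $(x_0,s_0\pm he_l)$, with a sign that keeps the point in the cube, gives $b'_l=0$. These charts cover $Y$, so the analytic dimension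 is $n$.

\emph{Assouad--Nagata dimension.} The product inequality gives $\dim_NY\le1+j=m$. An $i$-curve $\gamma$ is injective on $[0,\frac12]$, because $\varphi(\gamma(\tau))=\varphi(\gamma(0))+\tau e_i$ in $\mathbb T^{n'}$. So $\gamma([0,\frac12])\times[0,1]^j\subset Y$ is homeomorphic to $[0,1]^m$, which has topological dimension $m$. Hence this subset has $\dim_N\ge m$, and $\dim_NY\ge m$ by monotonicity.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KS}
Bruce Kleiner and Andrea Schioppa,
\emph{PI spaces with analytic dimension 1 and arbitrary topological dimension},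
arXiv:1504.06646 (2015).

\bibitem{LS}
Lang and Schlichenmaier,
\emph{Nagata dimension, quasisymmetric embeddings, and Lipschitz extensions},
IMRN 2005.

\end{thebibliography}
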